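\title{Helical shortcuts and Gromov--Hausdorff limits of the Chern--Ricci flow}

\begin{abstract}
Let $M$ be a compact complex manifold of dimension $n$ whose canonical bundle is nef and whose Kodaira dimension is $n$. The Chern--Ricci flow $\omega(t)$ starting at any Hermitian metric exists for all time, and $\omega(t)/t$ converges locally smoothly, away from a subvariety $S$, to a singular K\"ahler--Einstein metric. We consider the conjecture that the diameters of $(M,\omega(t)/t)$ stay bounded and that these spaces converge in the Gromov--Hausdorff sense to the metric completion of $M\setminus S$. We show that the Gromov--Hausdorff statement fails in every dimension $n\ge3$ and that the conjecture holds for $n\le2$. In the counterexample the canonical model has a curve of $A_3$ singularities. Near it the torsion of the initial metric, although damped exponentially by the normalized flow, has an effect of order one on an exponentially thin tube, and helices in this tube are shorter by a definite amount than the geodesics of the limit metric.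
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $M$ be a compact connected complex manifold of complex dimension $n$, and write $\mathrm i=\sqrt{-1}$. A Hermitian metric $g$ is identified with the positive $(1,1)$-form $\omega=\mathrm i\,g_{j\bar k}\,dz^j\wedge d\bar z^k$. Its \emph{Chern--Ricci form} is given locally by
\[
\operatorname{Ric}(\omega)=-\mathrm i\partial\bar\partial\log\det g .
\]
This is a closed real $(1,1)$-form that depends only on the volume form $\omega^n$; for a K\"ahler metric it is the Ricci form. The \emph{Chern--Ricci flow} starting at a Hermitian metric $\omega_0$ is the smooth family of Hermitian metrics $\omega(t)$ with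
\begin{equation}\label{eq:CRF}
\frac{\partial\omega}{\partial t}=-\operatorname{Ric}(\omega),\qquad \omega(0)=\omega_0 .
\end{equation}
Since $\operatorname{Ric}$ is closed, $d\omega(t)=d\omega_0$: the form $d\omega$, which measures the torsion of the metric, is constant along the flow, and K\"ahler metrics stay K\"ahler.

A holomorphic line bundle $L$ on $M$ is \emph{nef} if, for a fixed Hermitian metric $\omega_{\rm ref}$ on $M$ and every $\varepsilon>0$, there is a smooth Hermitian metric $h_\varepsilon$ on $L$ whose curvature form $R_{h_\varepsilon}=-\mathrm i\partial\bar\partial\log h_\varepsilon$ satisfies $R_{h_\varepsilon}\ge-\varepsilon\,\omega_{\rm ref}$. The \emph{Kodaira dimension} is $\operatorname{Kod}(M)=-\infty$ if $H^0(M,K_M^\ell)=0$ for all $\ell\ge1$, and otherwise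
\[
\operatorname{Kod}(M)=\limsup_{\ell\to\infty}\frac{\log\dim H^0(M,K_M^\ell)}{\log\ell}.
\]
Suppose that $K_M$ is nef and $\operatorname{Kod}(M)=n$, and let $S\subset M$ be the union of all positive-dimensional irreducible analytic subvarieties $V\subset M$ with $(V\cdot K_M^{\dim V})=0$. We take the following known facts as given.
\begin{itemize}
\item[(F1)] The solution of \eqref{eq:CRF} exists for all $t\ge0$, for every Hermitian $\omega_0$. (This needs only that $K_M$ is nef.)
\item[(F2)] $S$ is a closed analytic subvariety, and $S=\emptyset$ when $K_M$ is ample.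
\item[(F3)] There is a K\"ahler--Einstein metric $\omega_{\rm KE}$ on $M$, smooth on $M\setminus S$ with $\operatorname{Ric}(\omega_{\rm KE})=-\omega_{\rm KE}$ there, with continuous local potentials and singularities along $S$.
\item[(F4)] For every Hermitian $\omega_0$, $\omega(t)/t\to\omega_{\rm KE}$ in $C^\infty_{\rm loc}(M\setminus S)$ as $t\to\infty$, with smooth convergence on all of $M$ when $K_M$ is ample.
\end{itemize}
Let $(Z,d)$ be the metric completion of $(M\setminus S,\omega_{\rm KE})$. Recall that compact metric spaces $(X_j,d_j)$ converge to a compact space $(Z,d)$ in the \emph{Gromov--Hausdorff sense} if there are numbers $\epsilon_j\to0$ and maps $G_j\colon X_j\to Z$, not necessarily continuous, such that $|d(G_jp,G_jq)-d_j(p,q)|\le\epsilon_j$ for all $p,q$ and every point of $Z$ lies within $\epsilon_j$ of $G_j(X_j)$. The following conjecture is posed in \cite{TW}.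

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M^n$ be a compact complex manifold with $K_M$ nef and $\operatorname{Kod}(M)=n$, and let $\omega(t)$ solve \eqref{eq:CRF} with an arbitrary Hermitian initial metric $\omega_0$. Then there are a constant $C$ and a time $T_0$ such that $\operatorname{diam}(M,\omega(t)/t)\le C$ for all $t\ge T_0$, and $(M,\omega(t)/t)\to(Z,d)$ in the Gromov--Hausdorff sense as $t\to\infty$.}
\medskip

There are good reasons to expect this. When $K_M$ is ample, both statements follow from smooth convergence on $M$. When $\omega_0$ is K\"ahler, both are known for every $n$. For a general $\omega_0$ we have $d(\omega(t)/t)=t^{-1}d\omega_0\to0$, so the rescaled metrics become K\"ahler in the limit, and one would guess that the Hermitian case behaves like the K\"ahler case.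

\subsection{Results}

\begin{theorem}\label{thm:counter}
For every $n\ge3$ there are a projective manifold $M^n$ with $K_M$ nef and $\operatorname{Kod}(M)=n$, a Hermitian metric $\omega_0$ on $M$, and points $P,Q\in M\setminus S$ such that the solution of \eqref{eq:CRF} satisfies
\[
\limsup_{t\to\infty}d_{\omega(t)/t}(P,Q)<d(P,Q).
\]
Consequently $(M,\omega(t)/t)$ does not converge to $(Z,d)$ in the Gromov--Hausdorff sense, not even along a sequence of times $t_j\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:positive}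
Let $M=Y\times\Sigma$, with $Y$ a minimal surface of general type and $\Sigma$ a point or a product of compact curves of genus at least $2$, and let $\omega_0$ be any Hermitian metric on $M$. Then $\operatorname{diam}(M,\omega(t)/t)\le C$ for $t\ge T_0$. If $\Sigma$ is a point, then moreover $(M,\omega(t)/t)\to(Z,d)$ in the Gromov--Hausdorff sense. Hence the conjecture holds for $n\le2$.
\end{theorem}

The manifolds in Theorem~\ref{thm:counter} are of the form $Y\times\Sigma$, so their diameters stay bounded and only the identification of the limit fails. The diameter bound for general $M$ with $n\ge3$ is not decided here.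

\subsection{Normalization and conventions}\label{sub:conv}

Lengths are measured by $|\gamma'|^2=g_{j\bar k}\,\gamma'^j\,\overline{\gamma'^k}$; other conventions multiply all distances by one constant. We write $\Delta_\omega f=\operatorname{tr}_\omega\mathrm i\partial\bar\partial f=g^{j\bar k}\partial_j\partial_{\bar k}f$, and on $\mathbb C^n$ we write $\Delta=\sum_j\partial_j\partial_{\bar j}$, which is one quarter of the real Laplacian. The symbol $\operatorname{avg}_B$ denotes the mean over $B\subset\mathbb C^n$ with respect to Lebesgue measure, and $dA$ is Lebesgue measure on $\mathbb C$.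

Denote the time in \eqref{eq:CRF} by $\tau$, put $\tau=e^t-1$, and let $\omega_t=e^{-t}\omega(\tau)$. As $\operatorname{Ric}$ is invariant under scaling,
\begin{equation}\label{eq:NCRF}
\partial_t\omega_t=-\operatorname{Ric}(\omega_t)-\omega_t,\qquad d\omega_t=e^{-t}d\omega_0 .
\end{equation}
Since $\omega(\tau)/\tau=(1+\tau^{-1})\,\omega_t$, it suffices to prove both theorems for $\omega_t$. From now on $\omega=\omega_t$ is this \emph{normalized flow} and $d_t$ is its distance. The letters $C,c$ denote positive constants independent of $t$, which may change from line to line.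

\subsection{What has to be decided}

By (F4), for every compact set $K\subset M\setminus S$ there is a function $\epsilon_K(t)\to0$ with
\begin{equation}\label{eq:compactconv}
(1-\epsilon_K(t))\,\omega_{\rm KE}\le\omega_t\le(1+\epsilon_K(t))\,\omega_{\rm KE}\quad\text{on }K .
\end{equation}
Applying this to the image of a curve in $M\setminus S$ from $p$ to $q$ and taking the infimum over such curves gives
\begin{equation}\label{eq:easy}
\limsup_{t\to\infty}d_t(p,q)\le d(p,q)\qquad(p,q\in M\setminus S).
\end{equation}
The opposite inequality is the issue: it fails exactly when curves that come closer and closer to $S$ as $t\to\infty$ save a definite amount of length. For surfaces, $S$ corresponds to finitely many points of $Z$, and cutting out the parts of a curve near these points changes little. In higher dimension $S$ can correspond to a set of positive dimension in $Z$, and a curve can travel a long way along it.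

Section~\ref{sec:model} shows the shortcut in a model on $\mathbb C^2$ and explains what must be proved to find it in the flow. Sections~\ref{sec:tools}--\ref{sec:MA} provide the estimates, Sections~\ref{sec:example}--\ref{sec:GH} prove Theorem~\ref{thm:counter}, and Section~\ref{sec:diam} proves Theorem~\ref{thm:positive}.

\section{A model: torsion in a thin tube}\label{sec:model}

\begin{example}\label{ex:model}
On $\mathbb C^2$ with coordinates $(x,z)$ fix $0<b\le\frac14$ and a smooth function $\zeta\colon[0,\infty)\to[0,1]$ with $\zeta=1$ on $[0,1]$ and $\zeta=0$ on $[2,\infty)$. For $\varepsilon>0$ let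
\[
\omega_\varepsilon=\mathrm i\,dx\wedge d\bar x+\mathrm i\,dz\wedge d\bar z+\mathrm i\,(\beta\,dz\wedge d\bar x+\bar\beta\,dx\wedge d\bar z),\qquad \beta(x)=-\mathrm i\,b\,\frac x\varepsilon\,\zeta\Big(\frac{|x|}\varepsilon\Big).
\]
The eigenvalues of $\omega_\varepsilon$ are $1\pm|\beta|\in[\frac12,\frac32]$, and $\omega_\varepsilon$ is Euclidean outside the tube $\{|x|\le2\varepsilon\}$. So $\omega_\varepsilon$ converges to the Euclidean metric in $C^\infty_{\rm loc}(\{x\ne0\})$ as $\varepsilon\to0$. For $a>0$ consider the helix $\gamma(s)=(\varepsilon e^{\mathrm ias/\varepsilon},s)$, $0\le s\le L$. Here $x'=\mathrm iax/\varepsilon$, $z'=1$ and $|x|=\varepsilon$, so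
\[
|\gamma'|^2=1+2\operatorname{Re}(\beta\,\overline{x'})+|x'|^2=1-2ab+a^2 ,
\]
which equals $1-b^2$ for $a=b$. Join $(\sigma,0)$ to $\gamma(0)$ and $\gamma(L)$ to $(\sigma,L)$ by segments with $z$ constant; on these $\omega_\varepsilon$ is Euclidean, and their lengths are at most $\sigma-\varepsilon$ and $\sigma+\varepsilon$. Hence for all $\varepsilon<\sigma$
\[
d_{\omega_\varepsilon}\big((\sigma,0),(\sigma,L)\big)\le2\sigma+L\sqrt{1-b^2},
\]
and this is less than the Euclidean distance $L$ as soon as $2\sigma<L(1-\sqrt{1-b^2})$.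
\end{example}

The cross term is linear in the angular speed and the cost of rotating is quadratic, so a slow enough rotation gains. The size of the gain is a flux of torsion. Indeed, the divergence theorem gives, for every smooth $f$ on the disc $\{|x|\le\varrho\}$,
\begin{equation}\label{eq:div}
\int_0^{2\pi}\bar x\,f\big|_{x=\varrho e^{\mathrm i\vartheta}}\,d\vartheta=2\int_{|x|<\varrho}\partial_xf\,dA ,
\end{equation}
because $\partial_x=\frac12(\partial_1-\mathrm i\partial_2)$ and the outer normal is $x/\varrho$. The mean of the cross term along a rotation about $x=0$ is a multiple of the left side with $f=\beta$, while $\partial\omega_\varepsilon=\mathrm i\,\partial_x\beta\,dx\wedge dz\wedge d\bar x$. If a metric of this shape is K\"ahler on the solid tube bounded by the helix, then $\partial_x\beta=0$ there, the mean vanishes, and the rotation gains nothing.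

In the normalized flow the torsion carries the factor $e^{-t}$, by \eqref{eq:NCRF}, and one needs a mechanism that undoes this decay. It comes from the difference between the smooth structure of $M$ and the coordinates in which $\omega_{\rm KE}$ is smooth. Suppose that $M=Y\times\Sigma$, that $z$ is a coordinate on the curve $\Sigma$, and that $Y$ resolves an $A_m$ singularity $\mathbb C^2/\mathbb Z_{m+1}$. The metric $\omega_{\rm KE}$ is comparable to the Euclidean metric in the coordinates $(x,y,z)$ of the cover $\mathbb C^2\times\Sigma$, whereas $Y$ has a chart $(\xi,\eta)=(x/y^m,\,y^{m+1})$. A smooth form $\beta(\xi)\,dz\wedge d\bar\xi$ on $M$ has $dz\wedge d\bar x$-component $\beta(x/y^m)\,\bar y^{-m}$. After multiplication by $e^{-t}$ and restriction to $y=r:=e^{-t/m}$, this component is $\beta(x/\varepsilon)$ with $\varepsilon=e^{-t}$: we are in the situation of Example~\ref{ex:model}.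

The flow, however, is not $\omega_{\rm KE}$ plus this form. We shall write it as
\[
\omega_t=\omega_{\rm KE}+\mathrm i\partial\bar\partial W+e^{-t}\Theta,
\]
where $\Theta$ carries the torsion of $\omega_0$ and $|W|\le Cte^{-t}$ where $|y|\ge r/4$. Three points need an argument.
\begin{enumerate}
\item The model has determinant $1-|\beta|^2$, while the volume form of $\omega_t$ tends to that of $\omega_{\rm KE}$. So $\mathrm i\partial\bar\partial W$ has size of order one in the tube, and no pointwise bound for it is available. We therefore average over a family of helices. Integration by parts in $z$ shows that $W$ does not change the mean of $g_{z\bar z}$ or of the cross term; it may change $g_{x\bar x}$, but an upper bound for the mean of $g_{x\bar x}$ is all that the choice of the angular speed requires.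
\item This upper bound is needed on balls of radius $e^{-t}$, while $|W|\le Cte^{-t}$ gives it only on balls of radius at least $(te^{-t})^{1/2}$ (Lemma~\ref{lem:tools}). A regularity lemma for the complex Monge--Amp\`ere equation (Section~\ref{sec:MA}) bridges the gap. It has to start on a ball of some radius $\rho$ with $te^{-t}\ll\rho^2$ that is contained in $\{|y|\ge r/4\}$. This forces $te^{-t}\ll r^2=e^{-2t/m}$, that is, $m\ge3$; we take $m=3$.
\item A strict inequality between $\limsup d_t(P,Q)$ and $d(P,Q)$ does not by itself exclude Gromov--Hausdorff convergence, because the maps $G_j$ need not be close to the identity. A rigidity argument (Section~\ref{sec:GH}) closes this gap.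
\end{enumerate}

\section{Two elementary tools}\label{sec:tools}

The first tool (Hamilton's trick) turns the maximum principle into differential inequalities.

\begin{lemma}\label{lem:hamilton}
Let $U\subset M$ be open and $u$ smooth on $U\times[0,\infty)$. Assume that $U=M$, or that $u\to-\infty$ at $\partial U$ locally uniformly in $t$. Then $m(t)=\max_Uu(\cdot,t)$ is locally Lipschitz, and if $m$ is differentiable at $t>0$, then $m'(t)=\partial_tu(p,t)$ for every point $p$ at which the maximum is attained. The same holds for minima if $u\to+\infty$.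
\end{lemma}

\begin{proof}
For $t\in[0,t_1]$ the maxima are attained in a fixed compact set $K\subset U$, so $|m(t)-m(t')|\le|t-t'|\sup_{K\times[0,t_1]}|\partial_tu|$. The function $s\mapsto m(s)-u(p,s)$ is nonnegative and vanishes at $s=t$, so its derivative there is $0$.
\end{proof}

The second tool leads from potentials to distances: a potential of size $s^2$ on a ball of radius $s$ bounds the mean of the metric, and this in turn bounds the oscillation of distance functions on average. For a $(1,1)$-form on an open subset of $\mathbb C^n$, $\operatorname{tr}$ without subscript is the Euclidean trace $\sum_jg_{j\bar j}$.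

\begin{lemma}\label{lem:tools}
There is a constant $C=C(n)$ with the following properties.
\begin{enumerate}
\item[(a)] If $\omega=\theta+\mathrm i\partial\bar\partial W>0$ on $B_{3s/2}(X_0)\subset\mathbb C^n$, with $\theta$ and $W$ smooth, then
\[
\operatorname{avg}_{B_s(X_0)}\operatorname{tr}\omega\le C\Big(\sup_{B_{3s/2}(X_0)}|\operatorname{tr}\theta|+s^{-2}\sup_{B_{3s/2}(X_0)}|W|\Big).
\]
\item[(b)] Let $\omega$ be a Hermitian metric on $M$, $p\in M$, and let $\iota\colon U\to M$ be a local biholomorphism from an open set $U\subset\mathbb C^n$. Put $\varrho=d_\omega(p,\iota(\cdot))$. If $B'\subset B\subset U$ are balls of radii $s'$ and $s$ with $s'\ge s/10$, then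
\[
|\operatorname{avg}_{B'}\varrho-\operatorname{avg}_B\varrho|\le Cs\,(\operatorname{avg}_B\operatorname{tr}\iota^*\omega)^{1/2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $\zeta\ge0$ smooth with compact support in $B_{3s/2}(X_0)$, $\zeta=1$ on $B_s(X_0)$, $\zeta\le1$ and $|\Delta\zeta|\le Cs^{-2}$. Since $\operatorname{tr}\omega>0$, we have $\int_{B_s}\operatorname{tr}\omega\le\int\zeta\operatorname{tr}\omega=\int\zeta\operatorname{tr}\theta+\int W\Delta\zeta$.

(b) The difference $|\varrho(X)-\varrho(X')|$ is at most the $\iota^*\omega$-length of any curve from $X$ to $X'$ in $U$. So $\varrho$ is locally Lipschitz, and where it is differentiable, $|d\varrho(v)|\le|v|_{\iota^*\omega}\le(\operatorname{tr}\iota^*\omega)^{1/2}|v|$. The left side is at most $10^{2n}\operatorname{avg}_B|\varrho-\operatorname{avg}_B\varrho|$, and the Cauchy--Schwarz and Poincar\'e inequalities bound this by $Cs(\operatorname{avg}_B|\nabla\varrho|^2)^{1/2}$.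
\end{proof}

\section{The flow on products $Y\times\Sigma$}\label{sec:product}

Throughout this section $M=Y\times\Sigma$ is as in Theorem~\ref{thm:positive}, $n=\dim M$, and $\omega_0$ is an arbitrary Hermitian metric. On such products $\omega_{\rm KE}$ and $Z$ are explicit, and the flow can be compared with $\omega_{\rm KE}$ at the level of potentials with an error that is exponentially small in $t$.

\subsection{The canonical model and the limit metric}

We recall the standard facts. A minimal surface of general type is a smooth projective surface $Y$ with $K_Y$ nef and $K_Y^2>0$. It contains finitely many curves $E_i$ with $K_Y\cdot E_i=0$; they are smooth rational curves with $E_i^2=-2$, their union $E$ has normal crossings, and the matrix $(E_i\cdot E_j)$ is negative definite. Contracting the connected components of $E$ gives the \emph{canonical model} $\pi\colon Y\to Y_{\rm can}$, a normal projective surface whose singularities are rational double points: each has a neighborhood $\mathbf B/\Gamma$, with $\mathbf B\subset\mathbb C^2$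 a ball centered at $0$ and $\Gamma\subset SU(2)$ a finite group, which acts freely on $\mathbf B\setminus0$. We call $\mathbf B$, with its coordinates $(x,y)$, an \emph{orbifold chart}, and we call a tensor on the regular part \emph{orbifold-smooth} if its pull-back to each $\mathbf B\setminus0$ extends smoothly to $\mathbf B$. The invariant form $dx\wedge dy$ extends to a nowhere vanishing section of $K_Y$ on $\pi^{-1}(\mathbf B/\Gamma)$. We have $K_Y=\pi^*K_{Y_{\rm can}}$ with $K_{Y_{\rm can}}$ ample, and for large $m$ a basis $\sigma_0,\dots,\sigma_N$ of $H^0(Y,mK_Y)$ defines $\pi$ followed by an embedding into $\mathbb P^N$. Invariant holomorphic functions on $\mathbf B$ are the same as holomorphic functions on $\pi^{-1}(\mathbf B/\Gamma)$.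

Let $\pi$ also denote the map $M\to X=Y_{\rm can}\times\Sigma$. Then $K_M$ is the pull-back of an ample bundle under the birational map $\pi$, so $\operatorname{Kod}(M)=n$. By the projection formula, $(V\cdot K_M^{\dim V})=0$ if and only if $\dim\pi(V)<\dim V$. This forces $V\subset E\times\Sigma$, and it holds for the curves $E_i\times\{\text{point}\}$; hence
\[
S=E\times\Sigma .
\]

Let $\omega_\Sigma$ be the sum of the hyperbolic metrics on the factors, so that $\operatorname{Ric}(\omega_\Sigma)=-\omega_\Sigma$. By the orbifold version of the Aubin--Yau theorem \cite{Kob}, $Y_{\rm can}$ carries an orbifold-smooth K\"ahler metric $\omega_Y$, positive definite on each $\mathbf B$, with $\operatorname{Ric}(\omega_Y)=-\omega_Y$. We write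
\[
\omega_{\rm KE}=\omega_Y+\omega_\Sigma ;
\]
Corollary~\ref{cor:ident} shows that this is the metric of (F3) and (F4).

Let $\Omega_Y=(\sum_\nu|\sigma_\nu|^2)^{1/m}$, a smooth positive volume form on $Y$, and $\chi_Y=\mathrm i\partial\bar\partial\log\Omega_Y$. Then $\chi_Y\ge0$ is the curvature form of a metric on $K_Y$, being a multiple of the pull-back of the Fubini--Study form. Over an orbifold chart write $\sigma_\nu=f_\nu\,(dx\wedge dy)^m$. The $f_\nu$ are holomorphic without common zero, and
\begin{equation}\label{eq:u}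
\Omega_Y=e^u\,\mathrm i\,dx\wedge d\bar x\wedge\mathrm i\,dy\wedge d\bar y,\qquad \chi_Y=\mathrm i\partial\bar\partial u,\qquad u=\tfrac1m\log\textstyle\sum_\nu|f_\nu|^2 ,
\end{equation}
where $u$ is smooth both on $\pi^{-1}(\mathbf B/\Gamma)$ and on $\mathbf B$. Put
\[
\chi=\chi_Y+\omega_\Sigma,\qquad \Omega=\tbinom n2\,\Omega_Y\wedge\omega_\Sigma^{n-2},\qquad \varphi_{\rm KE}=\log\frac{\omega_{\rm KE}^n}{\Omega}=\log\frac{\omega_Y^2}{\Omega_Y}.
\]
Then $\mathrm i\partial\bar\partial\log\Omega=\chi\ge0$, so $K_M$ is nef in the sense of Section~\ref{sec:intro}. By \eqref{eq:u}, $\chi\le C\omega_{\rm KE}$ on $M\setminus S$, and $\varphi_{\rm KE}$ is an orbifold-smooth function on $Y_{\rm can}$, hence a continuous function on $M$. On $M\setminus S$,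
\[
\chi+\mathrm i\partial\bar\partial\varphi_{\rm KE}=-\operatorname{Ric}(\omega_{\rm KE})=\omega_{\rm KE},\qquad \omega_{\rm KE}^n=e^{\varphi_{\rm KE}}\Omega .
\]

\begin{lemma}\label{lem:Z}
The completion $(Z,d)$ of $(M\setminus S,\omega_{\rm KE})$ is $Y_{\rm can}\times\Sigma$ with its usual topology and the distance $d=(d_Y^2+d_\Sigma^2)^{1/2}$, where $d_Y$ extends the distance of $(Y\setminus E,\omega_Y)$. In particular $Z$ is compact, $\pi\colon M\to Z$ is continuous, and $Z\setminus(M\setminus S)$ is a finite union of sets $\{\mathrm{point}\}\times\Sigma$, each isometric to $\Sigma$.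
\end{lemma}

\begin{proof}
The distance of a Riemannian product is $(d_1^2+d_2^2)^{1/2}$, and completion commutes with such products, so it suffices to treat $Y\setminus E$. In a slightly smaller orbifold chart $\omega_Y$ is comparable to the Euclidean metric. Two points of the punctured ball of radius $\varrho$ are joined inside it by a radial segment and an arc of a great circle, of total length at most $C\varrho$; and a curve along which the $\Gamma$-invariant function $|(x,y)|$ changes by $\varrho$ has length at least $c\varrho$. So all sequences that tend to a given singular point $p$ are equivalent Cauchy sequences, and the distance from the resulting point of the completion to a point $(x,y)$ near it is comparable to $|(x,y)|$. Every Cauchy sequence has a subsequence converging in the compact space $Y_{\rm can}$, so the completion adds nothing else.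
\end{proof}

The form $\chi$ degenerates along $S$, and the maximum principle on $M\setminus S$ needs a barrier. Solve $D\cdot E_i=-1$ for $D=\sum m_iE_i$ with rational $m_i$, and write $D=D_+-D_-$ with $D_\pm\ge0$ without common components. Then $0\ge D\cdot D_-\ge-D_-^2\ge0$, so $D_-=0$; and $m_i=0$ would give $D\cdot E_i\ge0$. After clearing denominators, the $m_i$ are positive integers and $D\cdot E_i<0$. For large $k$ the divisor $kK_Y-D$ is ample, by the Nakai--Moishezon criterion: its square $k^2K_Y^2+D^2$ is positive; it is positive on each $E_i$; and since the ideal sheaf $\pi_*\mathcal O(-D)$ twisted by $(k-1)K_{Y_{\rm can}}$ is globally generated, the base locus of $|(k-1)K_Y-D|$ lies in $E$, so that $(kK_Y-D)\cdot C\ge K_Y\cdot C>0$ for every other curve $C$. Let $\omega_+>0$ be the curvature form of a metric on $kK_Y-D$. Dividing the $k$-th power of the metric on $K_Y$ by this metric gives a metric $h$ on $\mathcal O(D)$ with curvature $k\chi_Y-\omega_+$. If $s_D$ is the section defining $D$ and $h$ is scaled so that $\psi=\log|s_D|^2_h\le0$,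 then $\psi\to-\infty$ at $E$ and
\begin{equation}\label{eq:barrier}
\omega_+=k\chi_Y+\mathrm i\partial\bar\partial\psi\quad\text{on }Y\setminus E .
\end{equation}
If $E=\emptyset$, take $\psi=0$ and $\omega_+=k\chi_Y$.

\subsection{Estimates for the potential}

Let $\varphi$ solve the ordinary differential equation $\dot\varphi+\varphi=\log(\omega^n/\Omega)$, $\varphi(0)=0$, at each point of $M$. Then
\begin{equation}\label{eq:potential}
\omega=\theta_t+\mathrm i\partial\bar\partial\varphi,\qquad\theta_t=e^{-t}\omega_0+(1-e^{-t})\chi ,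
\end{equation}
because $\mathrm i\partial\bar\partial(\dot\varphi+\varphi)=-\operatorname{Ric}(\omega)-\chi$ and $\dot\theta_t=\chi-\theta_t$, so that the difference of the two sides of \eqref{eq:potential} vanishes at $t=0$ and equals minus its time derivative. This also shows that the flow is unique: if $\varphi_1,\varphi_2$ belong to two solutions with the same $\omega_0$, then at a spatial maximum of $\varphi_1-\varphi_2$ the first metric is at most the second, so $m=\max(\varphi_1-\varphi_2)$ satisfies $m'\le-m$ and $m(0)=0$; exchange the roles. On $M\setminus S$ put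
\[
w=\varphi-\varphi_{\rm KE},\qquad v=\dot\varphi+\varphi-\varphi_{\rm KE}=\log\frac{\omega^n}{\omega_{\rm KE}^n}.
\]

\begin{proposition}\label{prop:potential}
For $t\ge1$, on $M\setminus S$,
\[
-Ce^{-t}\le v\le C(1+t+|\psi|)e^{-t},\qquad -C(1+t)e^{-t}\le w\le C(1+t+|\psi|)e^{-t}.
\]
\end{proposition}

\begin{proof}
All traces and Laplacians are taken with respect to $\omega$. Differentiating $\dot\varphi+\varphi=\log(\omega^n/\Omega)$ in $t$, and tracing \eqref{eq:potential}, we get
\begin{equation}\label{eq:evol}
(\partial_t-\Delta_\omega)\dot\varphi=-\dot\varphi+e^{-t}\operatorname{tr}_\omega(\chi-\omega_0),\qquad(\partial_t-\Delta_\omega)\varphi=\dot\varphi-n+\operatorname{tr}_\omega\theta_t .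
\end{equation}

\emph{Upper bound for $\dot\varphi$.} At a spatial maximum of $\varphi$ we have $\omega\le\theta_t$, so $\dot\varphi\le\log(\theta_t^n/\Omega)-\varphi\le C-\varphi$; Lemma~\ref{lem:hamilton} gives $\varphi\le C$. In the combination $(e^t-1)\dot\varphi-\varphi$ the terms with $\dot\varphi$ and with $\chi$ cancel:
\[
(\partial_t-\Delta_\omega)\big[(e^t-1)\dot\varphi-\varphi\big]=(1-e^{-t})\operatorname{tr}_\omega(\chi-\omega_0)+n-\operatorname{tr}_\omega\theta_t=n-\operatorname{tr}_\omega\omega_0\le n .
\]
Hence $(e^t-1)\dot\varphi\le nt+\varphi\le nt+C$, and $\dot\varphi\le C(1+t)e^{-t}$ for $t\ge1$.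

\emph{Lower bound for $v$.} Adding the two equations in \eqref{eq:evol} gives $(\partial_t-\Delta_\omega)(\dot\varphi+\varphi)=\operatorname{tr}_\omega\chi-n$, so $(\partial_t-\Delta_\omega)v=\operatorname{tr}_\omega\omega_{\rm KE}-n$. The function $v$ is bounded on bounded time intervals but need not attain its infimum in $M\setminus S$. For small $\varepsilon>0$ let $v_\varepsilon=v-\varepsilon\psi\ge v$, which tends to $+\infty$ at $S$. By \eqref{eq:barrier}, $\Delta_\omega\psi\ge-k\operatorname{tr}_\omega\chi_Y\ge-C\operatorname{tr}_\omega\omega_{\rm KE}$, and the inequality of arithmetic and geometric means gives $\operatorname{tr}_\omega\omega_{\rm KE}\ge ne^{-v/n}\ge ne^{-v_\varepsilon/n}$. Therefore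
\[
(\partial_t-\Delta_\omega)v_\varepsilon\ge(1-C\varepsilon)\operatorname{tr}_\omega\omega_{\rm KE}-n\ge n\big((1-C\varepsilon)e^{-v_\varepsilon/n}-1\big).
\]
So $f(t)=\exp(\min v_\varepsilon/n)$ satisfies $f'\ge(1-C\varepsilon)-f$ almost everywhere and $f(0)>0$, whence $f\ge(1-C\varepsilon)(1-e^{-t})$. Letting $\varepsilon\to0$ we find $v\ge n\log(1-e^{-t})$ for $t>0$, and this is at least $-Ce^{-t}$ for $t\ge1$.

\emph{Lower bound for $w$.} Since $\dot w=v-w$, we have $\partial_t(e^tw)=e^tv\ge ne^t\log(1-e^{-t})$. The right side is integrable near $t=0$ and bounded below for $t\ge1$, and $w(0)=-\varphi_{\rm KE}$ is bounded.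

\emph{Upper bounds for $w$ and $v$.} The term $e^{-t}\omega_0$ in $\theta_t$ is not dominated by a multiple of $e^{-t}\chi$ near $S$, and the barrier repairs this. Choose $A\ge1$ with $\omega_0\le A(\omega_++\omega_\Sigma)$; then $\omega_0\le A(k\chi+\mathrm i\partial\bar\partial\psi)$ off $S$. Let $A'=Ak-1\ge0$ and
\[
\Phi=\varphi+Ae^{-t}\psi-(1+A'e^{-t})\varphi_{\rm KE},
\]
which tends to $-\infty$ at $S$. At a spatial maximum of $\Phi$,
\[
\omega\le(1+A'e^{-t})\chi+\mathrm i\partial\bar\partial(\varphi+Ae^{-t}\psi)\le(1+A'e^{-t})\,\omega_{\rm KE},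
\]
so $\dot\varphi+\varphi\le\varphi_{\rm KE}+Ce^{-t}$ and $\partial_t\Phi=\dot\varphi-Ae^{-t}\psi+A'e^{-t}\varphi_{\rm KE}\le-\Phi+Ce^{-t}$. Hence $\max\Phi\le C(1+t)e^{-t}$. As $w=\Phi+Ae^{-t}|\psi|+A'e^{-t}\varphi_{\rm KE}$, the upper bound for $w$ follows, and $v=\dot\varphi+w$ gives the one for $v$.
\end{proof}

\begin{corollary}\label{cor:ident}
The limit metric in \textup{(F4)} is $\omega_Y+\omega_\Sigma$.
\end{corollary}

\begin{proof}
On $M\setminus S$, $\varphi\to\varphi_{\rm KE}$ locally uniformly, so $\omega_t\to\chi+\mathrm i\partial\bar\partial\varphi_{\rm KE}=\omega_Y+\omega_\Sigma$ in the sense of distributions.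
\end{proof}

\section{A Monge--Amp\`ere equation perturbed on a thin tube}\label{sec:MA}

Let $B_s\subset\mathbb C^n$ be the ball of radius $s$ centered at $0$. A Hermitian matrix $H$ is identified with the form $H(X,X)=H_{j\bar k}X^j\overline{X^k}$, $|H|$ is its operator norm, and $\partial\bar\partial V$ denotes the matrix $(V_{j\bar k})$. We consider smooth data on $B_1$, a real function $V$ and a Hermitian matrix function $\Theta$, with
\begin{equation}\label{eq:MA}
G=I+\Theta+\partial\bar\partial V>0,\qquad|\log\det G|\le\mu,\qquad|\Theta|\le\delta\,\mathbf 1_{N_\varepsilon},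
\end{equation}
where $N_\varepsilon$ is the closed $\varepsilon$-neighborhood of a complex hyperplane $\ell\ni0$, $\varepsilon>0$ and $0\le\delta\le\frac14$. The aim is to bound the mean of $\operatorname{tr}G$ on $B_s$ for all $s$ down to the width $\varepsilon$ of the tube, without any quantitative regularity of $\Theta$ or $\det G$.

If $V$ is of size $\nu\ll1$, then $\log\det(I+\partial\bar\partial V)$ is $\Delta V$ to first order, so $V/\nu$ should be close to a harmonic function and hence, on a smaller ball, to a quadratic polynomial. Absorbing the polynomial into a linear change of coordinates, one can repeat the step on smaller and smaller balls. The perturbation $\Theta$ is not small compared with $\nu$ pointwise. But $|N_\varepsilon\cap B_1|\le C\varepsilon^2$, so its $L^{2n}$-norm is at most $C\delta\varepsilon^{1/n}$, and this is the norm seen by the Alexandrov--Bakelman--Pucci (ABP) argument in real dimension $2n$.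

\begin{lemma}[One step]\label{lem:step}
There are $\kappa\in(0,\frac14)$, $\nu_*\in(0,1)$ and $N_0,C_0\ge1$, depending only on $n$, with the following property. If \eqref{eq:MA} holds, $|V|\le\nu$ on $B_1$, and
\[
0<\nu\le\nu_*,\qquad\mu\le\nu/N_0,\qquad\varepsilon\le1/N_0,\qquad\delta\varepsilon^{1/n}\le\nu/N_0,
\]
then there are a pluriharmonic polynomial $P_1$ of degree at most $2$ and a Hermitian matrix $L$ with $\operatorname{tr}L=0$ and $|L|\le C_0\nu$ such that $P=P_1+L(X,X)$ satisfies $|V-P|\le\frac14\kappa^2\nu$ on $B_{2\kappa}$.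
\end{lemma}

\begin{proof}
By interior estimates there is $C_0\ge1$ such that every harmonic function $H$ on $B_1$ with $|H|\le1$ satisfies $|\partial\bar\partial H(0)|\le C_0$ and differs from its second Taylor polynomial at $0$ by at most $C_0|X|^3$ on $B_{1/2}$. Let $\kappa=1/(64C_0)$, so that $C_0(2\kappa)^3=\kappa^2/8$. Suppose that the lemma fails with these $\kappa,C_0$ for all choices of $\nu_*,N_0$. Then for each $k\ge2$ there is a counterexample $(V_k,\Theta_k,G_k,\nu_k,\mu_k,\varepsilon_k,\delta_k)$ with $N_0=k$ and $\nu_k\le1/k$. After unitary rotations, $\ell=\{x=0\}$ with $x$ the first coordinate. Put $v_k=V_k/\nu_k$, so $|v_k|\le1$, and $N_k=N_{\varepsilon_k}$. We show that a subsequence of $v_k$ converges uniformly on $B_{1/2}$ to a harmonic function. Control from above comes from subharmonicity, control from below from the ABP argument.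

\emph{Step 1: near-subharmonicity.} The inequality of means gives $\operatorname{tr}G_k\ge ne^{-\mu_k/n}\ge n-\mu_k$, so $\Delta v_k\ge-\mu_k/\nu_k-n(\delta_k/\nu_k)\mathbf 1_{N_k}$. Let
\[
g_k=\frac{\mu_k}{n\nu_k}|X|^2+\frac{4n\delta_k\varepsilon_k^2}{\nu_k}\log\Big(1+\frac{|x|^2}{\varepsilon_k^2}\Big).
\]
Since $\partial_x\partial_{\bar x}\log(1+|x|^2/\varepsilon^2)=\varepsilon^2/(\varepsilon^2+|x|^2)^2$ is positive, and at least $1/(4\varepsilon^2)$ for $|x|\le\varepsilon$, the function $v_k+g_k$ is subharmonic. From $\delta_k/\nu_k\le\varepsilon_k^{-1/n}/k$ we get $0\le g_k\le\frac1k+\frac{4n}k\varepsilon_k^{2-1/n}\log(1+\varepsilon_k^{-2})\le C/k$. A uniformly bounded sequence of subharmonic functions has a subsequence converging in $L^1_{\rm loc}$. So we may assume $v_k\to U$ in $L^1_{\rm loc}(B_1)$ and almost everywhere, with $U$ subharmonic and $|U|\le1$.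

\emph{Step 2: the ABP estimate.} Let $h$ be smooth near $\bar B_R(X_0)\subset B_1$ with $|h|\le1$ and $|D^2h|\le\Lambda$, let $0<\eta\le\frac12$, and put $\mathsf w=v_k-h$. We claim that for $k\ge k_0(R,\Lambda)$, if $\mathsf w(X_0)<-2\eta$, then
\begin{equation}\label{eq:ABP}
\big|\{\mathsf w<-\eta\}\cap B_R(X_0)\big|\ge c\,(1+\Lambda R^2)^{-2n}\eta^nR^{2n}-o_k(1),
\end{equation}
where $c=c(n)>0$ and $o_k(1)\to0$ for fixed $\Lambda$, uniformly in $X_0$. The idea is to touch the graph of $\mathsf w$ from below by paraboloids with vertices in a small ball, and to bound the measure of the set of vertices by that of the set of contact points.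

Let $a=16/R^2$ and $r_1=R\sqrt{\eta/8}\le R/4$, so that $\frac a2r_1^2=\eta$. For $Y_0\in\bar B_{r_1}(X_0)$ minimize $\mathsf w+\frac a2|X-Y_0|^2$ over $\bar B_R(X_0)$. At $X_0$ the value is less than $-\eta$; on the boundary it is at least $-2+\frac a2(\frac34R)^2=\frac52$. So every minimum point $X$ is interior, and
\[
\mathsf w(X)<-\eta,\qquad Y_0=X+a^{-1}\nabla\mathsf w(X),\qquad D^2\mathsf w(X)+aI_{2n}\ge0 .
\]
Let $\mathcal C$ be the compact set of all these points $X$, and fix $X\in\mathcal C$. Since $\partial\bar\partial f(\xi,\xi)=\frac14\big(D^2f(\xi,\xi)+D^2f(\mathrm i\xi,\mathrm i\xi)\big)$, the Hermitian matrix $A'=\partial\bar\partial\mathsf w+\frac a2I$ is nonnegative, and $\operatorname{tr}(D^2\mathsf w+aI_{2n})=4\operatorname{tr}A'$. We have $G_k=\mathcal B+\nu_kA'$ with $\mathcal B=I+\Theta_k+\nu_k(\partial\bar\partial h-\frac a2I)$, and $|\mathcal B-I|\le\delta_k\mathbf 1_{N_k}+\nu_k(\Lambda+a)\le\frac12$ for $k\ge k_0(R,\Lambda)$. Then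
\[
1+\tfrac23\nu_k\operatorname{tr}A'\le1+\nu_k\operatorname{tr}(\mathcal B^{-1}A')\le\frac{\det G_k}{\det\mathcal B}\le\frac{e^{\mu_k}}{(1-|\mathcal B-I|)^n}\le1+C\big(\mu_k+\delta_k\mathbf 1_{N_k}+\nu_k(\Lambda+a)\big).
\]
As $\mu_k/\nu_k\le1\le a$, this gives $a^{-1}\operatorname{tr}A'\le C(1+\Lambda R^2+(\delta_k/\nu_k)\mathbf 1_{N_k})$, and by the inequality of means $0\le\det(I_{2n}+a^{-1}D^2\mathsf w)\le C(1+\Lambda R^2+(\delta_k/\nu_k)\mathbf 1_{N_k})^{2n}$. The smooth map $X\mapsto X+a^{-1}\nabla\mathsf w$ sends $\mathcal C$ onto $\bar B_{r_1}(X_0)$, so the area formula yields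
\[
c\,r_1^{2n}\le C(1+\Lambda R^2)^{2n}\big|\{\mathsf w<-\eta\}\cap B_R(X_0)\big|+C\big((1+\Lambda)^{2n}+(\delta_k/\nu_k)^{2n}\big)\,\varepsilon_k^2 .
\]
Here $\varepsilon_k\le1/k$ and $(\delta_k/\nu_k)^{2n}\varepsilon_k^2=(\delta_k\varepsilon_k^{1/n}/\nu_k)^{2n}\le k^{-2n}$. This proves \eqref{eq:ABP}.

\emph{Step 3: the lower limit equals $U$ almost everywhere.} To pass to the limit in the nonlinear equation we use the lower semicontinuous function
\[
U_*(X)=\liminf_{k\to\infty,\;X'\to X}v_k(X').
\]
Where $v_k\to U$ we have $U_*\le U$. Let $X_0$ be a Lebesgue point of $U$ and suppose $U_*(X_0)<U(X_0)-2\eta$ with $0<\eta\le\frac12$. Along a subsequence there are $X_k'\to X_0$ with $v_k(X'_k)<U(X_0)-2\eta$. Fix a small $R$ and apply \eqref{eq:ABP} on $B_R(X'_k)\subset B_{2R}(X_0)$ with the constant function $h=U(X_0)$ and $\Lambda=0$. Since $v_k\to U$ in measure, the limit $k\to\infty$ gives $|\{U<U(X_0)-\eta/2\}\cap B_{2R}(X_0)|\ge c\eta^nR^{2n}$ for all small $R$, which is impossible at a Lebesgue point. So $U_*=U$ almost everywhere.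

\emph{Step 4: $U_*$ is superharmonic off $\ell$.} Let $p$ be a smooth function that touches $U_*$ strictly from below at $X_0\notin\ell$: $p(X_0)=U_*(X_0)$, and $p<U_*$ on $K\setminus\{X_0\}$ for a small closed ball $K$ around $X_0$. We claim $\Delta p(X_0)\le0$. Along a subsequence there are $X'_k\to X_0$ with $v_k(X'_k)\to U_*(X_0)$. Let $X_k$ be a minimum point of $v_k-p$ on $K$. A limit point $X_\infty$ of $(X_k)$ satisfies $(U_*-p)(X_\infty)\le\limsup(v_k-p)(X_k)\le\lim(v_k-p)(X'_k)=0$, so $X_k\to X_0$. For large $k$, the point $X_k$ is interior to $K$ and lies outside $N_k$, so $0<I+\nu_k\partial\bar\partial p\le G_k$ at $X_k$. Hence $1+\nu_k\Delta p(X_k)-C_p\nu_k^2\le e^{\mu_k}$, that is, $\Delta p(X_k)\le C_p\nu_k+2\mu_k/\nu_k\to0$.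

Now let $\bar{\mathsf B}\subset B_1\setminus\ell$ be a closed ball with center $X_c$ and radius $s$, and let $H_1$ be continuous on $\bar{\mathsf B}$, harmonic inside, with $H_1\le U_*$ on $\partial\mathsf B$. If $U_*-H_1$ were negative somewhere, then for small $\eta>0$ the lower semicontinuous function $U_*-H_1-\eta(|X-X_c|^2-s^2)$, which is nonnegative on $\partial\mathsf B$, would have a negative minimum at an interior point $X_1$. Then $H_1+\eta|X-X_c|^2-\frac\eta2|X-X_1|^2+\text{const}$ would touch $U_*$ strictly from below at $X_1$ with Laplacian $n\eta/2>0$, contrary to the claim. So $U_*\ge H_1$ in $\mathsf B$, which is the definition of superharmonicity.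

\emph{Step 5: $U$ is harmonic.} By Steps 1, 3 and 4, $\Delta U=0$ in the sense of distributions on $B_1\setminus\ell$. The set $\ell$ has real codimension $2$ and is removable. Indeed, let $\zeta_j=\zeta(j^{-1}\log(1/|x|))$ with $\zeta$ smooth, $\zeta=0$ on $(-\infty,1]$ and $\zeta=1$ on $[2,\infty)$. Then $|\nabla\zeta_j|\le C/(j|x|)$ and $|\Delta\zeta_j|\le C/(j|x|)^2$, both supported in $\{e^{-2j}\le|x|\le e^{-j}\}$, where $\int|x|^{-2}dA=2\pi j$. So $\zeta_j$, $\nabla\zeta_j$ and $\Delta\zeta_j$ tend to $0$ in $L^1(B_1)$, and for every test function $\phi$ on $B_1$ we have $\int U\Delta\phi=\int U\Delta(\zeta_j\phi)\to0$. By Weyl's lemma $U=H$ almost everywhere, with $H$ harmonic on $B_1$ and $|H|\le1$.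

\emph{Step 6: uniform convergence.} For $X\in B_{1/2}$ the mean value properties give
\[
v_k(X)\le\operatorname{avg}_{B_{1/4}(X)}(v_k+g_k)\le H(X)+C\|v_k+g_k-H\|_{L^1(B_{3/4})}.
\]
Conversely, if $(v_k-H)(X_0)<-2\eta$ for some $X_0\in B_{1/2}$, then \eqref{eq:ABP} with $h=H$, $R=\frac14$ and $\Lambda=\sup_{B_{3/4}}|D^2H|$ bounds $|\{v_k-H<-\eta\}\cap B_{3/4}|$ below by a positive constant minus $o_k(1)$; this is impossible for large $k$. So $v_k\to H$ uniformly on $B_{1/2}$. The second Taylor polynomial $P_0$ of $H$ at $0$ is a pluriharmonic polynomial plus the form $\partial\bar\partial H(0)$, which has trace $\Delta H(0)=0$. On $B_{2\kappa}$ we have $|V_k-\nu_kP_0|\le\nu_k(\kappa^2/8+o(1))$, so $P=\nu_kP_0$ has all the required properties for large $k$, a contradiction.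
\end{proof}

Rescaling to a ball of radius $s$ replaces $\varepsilon$ by $\varepsilon/s$. The iteration therefore stops at $s\sim\varepsilon$, after about $\log(1/\varepsilon)$ steps. The error $\mu$ is paid at every step, while the errors $\delta(\varepsilon/s)^{1/n}$ form a geometric series with sum $O(\delta)$. This explains the hypothesis of the next lemma.

\begin{lemma}[All scales]\label{lem:scales}
There are $c_1>0$ and $C_1\ge1$, depending only on $n$, such that the following holds. If \eqref{eq:MA} holds, $\varepsilon<\frac12$, $|V|\le\nu$ on $B_1$ with $\nu>0$, and $\nu+\delta+\mu(1+\log\frac1\varepsilon)\le c_1$, then $\operatorname{avg}_{B_s}\operatorname{tr}G\le C_1$ for all $s\in[C_1\varepsilon,1/C_1]$.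
\end{lemma}

\begin{proof}
We may decrease $\nu_*$ in Lemma~\ref{lem:step}. Let $s_k=\kappa^k$ and
\[
\nu_k=2^{-k}\nu+4N_0\delta(\varepsilon/s_k)^{1/n}+N_0\mu .
\]
We claim that for every $k\ge0$ with $s_k\ge2N_0\varepsilon$ there are a matrix $H_k$ with $\det H_k=1$ and $|H_k-I|\le\frac1{10}$, and a function $V_k$ on $B_1$ that differs from $V$ by a polynomial, such that
\[
G=H_k+\Theta+\partial\bar\partial V_k,\qquad|V_k|\le\nu_ks_k^2\ \text{ on }\ \mathcal E_k=\{H_k(X,X)<s_k^2\}\subset B_1 .
\]
For $k=0$ take $H_0=I$, $V_0=V$. Suppose that the claim holds up to $k$. Let $A_k$ be linear with $|A_kX|^2=H_k(X,X)$; then $|A_k|^2\le1.1$, $|A_k^{-1}|^2\le1/0.9$ and $|\det A_k|=1$. Put $X'=A_kX/s_k$, which ranges over $B_1$ as $X$ ranges over $\mathcal E_k$, and define $V'(X')=s_k^{-2}V_k(X)$ and $G'(A_k\xi,A_k\xi)=G(\xi,\xi)$, with $\Theta'$ defined in the same way as $G'$. Then $G'=I+\Theta'+\partial\bar\partial V'$ and $\det G'=\det G$, so \eqref{eq:MA} holds with the same $\mu$, the hyperplane $A_k\ell$, $\delta'=2\delta$ and $\varepsilon'=2\varepsilon/s_k$.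 The hypotheses of Lemma~\ref{lem:step} hold with $\nu_k$ in place of $\nu$: we have $|V'|\le\nu_k$, $\varepsilon'\le1/N_0$, $\mu\le\nu_k/N_0$, $\delta'\varepsilon'^{1/n}\le4\delta(\varepsilon/s_k)^{1/n}\le\nu_k/N_0$, and $\delta'\le\frac14$ and $\nu_k\le\nu+4N_0\delta+N_0\mu\le\nu_*$ if $c_1$ is small.

With $P,L$ from that lemma let $H'=(I+L)/\det(I+L)^{1/n}$. Because $\operatorname{tr}L=0$, we have $\det(I+L)=1+O(|L|^2)$ and $|I+L-H'|\le C\nu_k^2$; this is what keeps the determinant normalized at a quadratic cost. The function $V''=V'-P+(I+L-H')(X',X')$ satisfies $I+\partial\bar\partial V'=H'+\partial\bar\partial V''$, and if $\nu_*$ is small, then $H'\ge\frac14I$ and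
\[
|V''|\le\tfrac14\kappa^2\nu_k+4C\kappa^2\nu_k^2\le\tfrac12\kappa^2\nu_k\quad\text{on }B_{2\kappa}\supset\{H'(X',X')<\kappa^2\}.
\]
Put $H_{k+1}(X,X)=H'(A_kX,A_kX)$ and $V_{k+1}(X)=s_k^2V''(A_kX/s_k)$. Then $\det H_{k+1}=1$, the set $\mathcal E_{k+1}$ corresponds to $\{H'(X',X')<\kappa^2\}$, and $|V_{k+1}|\le\frac12\nu_ks_{k+1}^2\le\nu_{k+1}s_{k+1}^2$ there. Finally $|H_{k+1}-H_k|\le1.1\,|H'-I|\le C\nu_k$, and the sum over all $j$ with $s_j\ge2N_0\varepsilon$ satisfies
\[
\sum_j\nu_j\le2\nu+\frac{4N_0\delta}{1-\kappa^{1/n}}+N_0\mu\Big(1+\frac{\log(1/\varepsilon)}{\log(1/\kappa)}\Big)\le Cc_1 .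
\]
So $|H_{k+1}-I|\le\frac1{10}$ if $c_1$ is small, and the claim is proved.

Given $s\in[N_0\varepsilon,\frac14]$, choose $k$ with $s_{k+1}\le4s\le s_k$. Then $s_k\ge2N_0\varepsilon$, $B_{3s/2}\subset B_{s_k/2}\subset\mathcal E_k$, and $|V_k|\le\nu_ks_k^2\le16\kappa^{-2}s^2$ there. Lemma~\ref{lem:tools}(a) with $\theta=H_k+\Theta$ and $W=V_k$ gives the bound.
\end{proof}

\section{The threefold}\label{sec:example}

\subsection{A surface with one $A_3$ point}

Let $Y_{\rm can}\subset\mathbb P^3$ be a general member of the linear system of quintics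
\[
\lambda_1u_0^3u_1u_2+\lambda_2u_0u_3^4+G_5(u_1,u_2,u_3)=0,
\]
with $\lambda_1,\lambda_2\in\mathbb C$ and $G_5$ an arbitrary quintic form. The base locus is the point $o=[1{:}0{:}0{:}0]$, so by Bertini's theorem $Y_{\rm can}$ is smooth away from $o$. Near $o$ the equation is $f=\lambda_1u_1u_2+\lambda_2u_3^4+G_5=0$ with $\lambda_1\lambda_2\ne0$. By the splitting lemma (the Morse lemma with the parameter $u_3$), $f=U_1U_2+f_0(u_3)$ in suitable coordinates $(U_1,U_2,u_3)$, where $f_0(u_3)$ is the value of $f$ at the solution of $\partial_1f=\partial_2f=0$. These equations read $\lambda_1u_2=-\partial_1G_5$, $\lambda_1u_1=-\partial_2G_5$, so $u_1,u_2=O(u_3^4)$ and $f_0=\lambda_2u_3^4+O(u_3^5)$. Thus $o$ is an $A_3$ point $U_1U_2=U_3^4$, which is the quotient $\mathbf B/\mathbb Z_4$ of a ball $\mathbf B\subset\mathbb C^2$ by $(x,y)\mapsto(\mathrm ix,\mathrm i^{-1}y)$, via $(U_1,U_2,U_3)=(x^4,y^4,xy)$.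

The minimal resolution of $\mathbb C^2/\mathbb Z_4$ is covered by four charts $\mathbb C^2$ with coordinates
\[
\xi_j=x^{j+1}/y^{3-j},\qquad\eta_j=y^{4-j}/x^j\qquad(j=0,1,2,3),
\]
glued by $\eta_{j+1}=1/\xi_j$, $\xi_{j+1}=\xi_j^2\eta_j$. The exceptional curves are $E_{j+1}=\{\eta_j=0\}\cup\{\xi_{j+1}=0\}$ for $j=0,1,2$. In chart $j$ one has $xy=\xi_j\eta_j$, $y^4=\xi_j^j\eta_j^{j+1}$, $x^4=\xi_j^{4-j}\eta_j^{3-j}$ and $d\xi_j\wedge d\eta_j=4\,dx\wedge dy$. Let $\pi\colon Y\to Y_{\rm can}$ be the minimal resolution. Since $dx\wedge dy$ has no zeros on it, adjunction gives $K_Y=\pi^*\mathcal O(1)$, so $Y$ is a minimal surface of general type with canonical model $Y_{\rm can}$. Let $\Sigma$ be a curve of genus at least $2$ and $M=Y\times\Sigma$. We use the notation of Section~\ref{sec:product} with $n=3$, and we shrink $\mathbf B$ so that all smooth data extend to a neighborhood of its closure.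

The torsion will be placed in the chart $j=0$, with coordinates
\[
\xi=x/y^3,\qquad\eta=y^4 .
\]
The holomorphic function $y^4$ vanishes on $E_1,E_2,E_3$, so $|y|^4\le C\prod_i|s_{E_i}|$ for defining sections $s_{E_i}$, and $|s_D|_h\ge c\,|y|^{4\max m_i}$. Therefore
\begin{equation}\label{eq:psi}
|\psi|\le C\big(1+\log\tfrac1{|y|}\big)\quad\text{on }\{y\ne0\}\subset\mathbf B .
\end{equation}
On $\Sigma$ choose a coordinate disc $\{|z|<2R_0\}$ with $\omega_\Sigma=\lambda\,\mathrm i\,dz\wedge d\bar z$, $\lambda(0)=1$, and $\lambda$ smooth up to the boundary.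

\subsection{The initial metric}

Let $\zeta_1,\zeta_2,\zeta_3$ be smooth cutoff functions with values in $[0,1]$: $\zeta_1(|\xi|)=1$ for $|\xi|\le1$ and $0$ for $|\xi|\ge2$; $\zeta_2(|\eta|)=1$ near $\eta=0$, with support so small that $\{|\xi|\le2\}\cap\operatorname{supp}\zeta_2$ lies in $\pi^{-1}(\mathbf B/\mathbb Z_4)$; and $\zeta_3(z)=1$ for $|z|\le R_0$, with compact support in $\{|z|<2R_0\}$. For a constant $b>0$ put
\[
\Theta=\zeta_2\zeta_3\,\mathrm i\,(\beta\,dz\wedge d\bar\xi+\bar\beta\,d\xi\wedge d\bar z),\qquad\beta=-\mathrm i\,b\,\xi\,\zeta_1(|\xi|),\qquad\omega_0=\omega_++\omega_\Sigma+\Theta .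
\]
The form $\Theta$ is real, smooth on $M$, and $b$ times a fixed form, so $\omega_0$ is a Hermitian metric for small $b$.

We pull everything back to $\mathcal U=(\mathbf B\setminus0)\times\{|z|<R_0\}$ under the local biholomorphism $\mathcal U\to M\setminus S$; curves in $\mathcal U$ map to curves of the same length in $M$. By \eqref{eq:barrier} and \eqref{eq:u}, $\omega_0-\chi=\mathrm i\partial\bar\partial\big((k-1)u+\psi\big)+\Theta$. Since $\theta_t=\chi+e^{-t}(\omega_0-\chi)$, equation \eqref{eq:potential} becomes
\begin{equation}\label{eq:local}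
\omega=\omega_{\rm KE}+\mathrm i\partial\bar\partial W+e^{-t}\Theta,\qquad W=w+e^{-t}\big((k-1)u+\psi\big),\qquad\omega^3=e^v\omega_{\rm KE}^3 .
\end{equation}
Set $r=e^{-t/3}$. Proposition~\ref{prop:potential} and \eqref{eq:psi} give, for $t\ge1$,
\begin{equation}\label{eq:Wv}
|W|+|v|\le Cte^{-t}\quad\text{where }|y|\ge r/4 .
\end{equation}
From $d\bar\xi=\bar y^{-3}d\bar x-3\bar x\bar y^{-4}d\bar y$ we see that the only nonzero components of $\Theta$ on $\mathcal U$ are $\Theta_{z\bar x}=\zeta_2\beta\bar y^{-3}$, $\Theta_{z\bar y}=-3\zeta_2\beta\bar x\bar y^{-4}$ and their conjugates. They are supported in $\{|x|\le2|y|^3\}$, where $|\beta|\le2b$, so $|\Theta_{z\bar x}|\le2b|y|^{-3}$ and $|\Theta_{z\bar y}|\le12b|y|^{-1}$. Hence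
\begin{equation}\label{eq:Theta}
\Theta_{x\bar x}=\Theta_{y\bar y}=\Theta_{z\bar z}=0,\qquad e^{-t}|\Theta|\le C'b\quad\text{where }|y|\ge r/4,
\end{equation}
with a numerical constant $C'$. The constants in \eqref{eq:Wv} may depend on $b$; it matters that $C'$ does not.

\subsection{Mean bounds for the metric down to the scale $e^{-t}$}

Balls and traces are Euclidean in $(x,y,z)$. Fix $\sigma_0>0$ with $2\sigma_0<R_0/2$ and $\{|(x,y)|\le4\sigma_0\}\subset\mathbf B$. Part (i) below will control the descent from $|y|\sim1$ to $|y|\sim r$, and part (ii) the passage from the scale $r$ to the width of the tube.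

\begin{proposition}\label{prop:trace}
If $b$ is small enough, there are $C$, $C_*\ge4$ and $t_0$ such that for $t\ge t_0$ and $|z_0|\le R_0/2$:
\begin{enumerate}
\item[(i)] if $j\ge0$ and $2^jr\le\sigma_0$, then $\operatorname{avg}_{\mathfrak B_j}\operatorname{tr}\omega\le C$, where $\mathfrak B_j$ is the ball with center $(0,1.5\cdot2^jr,z_0)$ and radius $0.7\cdot2^jr$;
\item[(ii)] if $|y_0-r|\le r/10$ and $s\in[C_*e^{-t},r/4]$, then $\operatorname{avg}_{B_s(0,y_0,z_0)}\operatorname{tr}\omega\le C$.
\end{enumerate}
\end{proposition}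

\begin{proof}
By \eqref{eq:Theta}, $\operatorname{tr}(\omega_{\rm KE}+e^{-t}\Theta)=\operatorname{tr}\omega_{\rm KE}\le C$. So Lemma~\ref{lem:tools}(a), \eqref{eq:local} and \eqref{eq:Wv} give
\begin{equation}\label{eq:bigscale}
\operatorname{avg}_{B_s(X_0)}\operatorname{tr}\omega\le C(1+s^{-2}te^{-t})\qquad\text{if }B_{3s/2}(X_0)\subset\mathcal U\cap\{|y|\ge r/4\}.
\end{equation}
For (i), enlarging $\mathfrak B_j$ by the factor $\frac32$ gives the radius $1.05\cdot2^jr$; the enlarged ball lies in $\mathcal U$ and has $|y|\ge0.45\,r$, and $te^{-t}\le Cr^2$. For (ii), the enlarged ball has $|y|\ge0.9\,r-0.375\,r$. Choose the intermediate scale $\rho=e^{-5t/12}$, for which $te^{-t}\ll\rho^2\ll r^2$. For any fixed $c>0$, \eqref{eq:bigscale} proves (ii) for $s\in[c\rho,r/4]$ and large $t$.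

For smaller $s$ we apply Lemma~\ref{lem:scales} on a ball of radius $\sim\rho$. Let $P_0=(0,y_0,z_0)$, $X=(x,y-y_0,z-z_0)$, let $H_0$ be the matrix of $\omega_{\rm KE}$ at $P_0$, and let $A$ be linear with $|AX|^2=H_0(X,X)$. The norms of $A$ and $A^{-1}$ are bounded by constants depending only on $\omega_{\rm KE}$. The K\"ahler form $\omega_{\rm KE}$ has a smooth potential on $\mathbf B\times\{|z|<2R_0\}$, and Taylor expansion at $P_0$ writes it as a pluriharmonic polynomial plus $H_0(X,X)+e_3$, with $|e_3|\le C|X|^3$ uniformly in $P_0$. In the coordinates $X'=AX/\rho$, on $\{|X'|<1\}$, we have $|X|\le C\rho\ll r$, so $r/4\le|y|\le1.2\,r$, and the matrix of $\rho^{-2}\omega$ is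
\[
G=I+\Theta'+\partial\bar\partial V,\qquad V=\rho^{-2}(W+e_3),\qquad\Theta'(A\xi,A\xi)=e^{-t}\Theta(\xi,\xi).
\]
Moreover $\det G=e^v\det g^{\rm KE}(X)/\det H_0$. By \eqref{eq:Wv} and \eqref{eq:Theta},
\[
|V|\le C(te^{-t/6}+\rho),\qquad|\log\det G|\le C(te^{-t}+\rho),\qquad|\Theta'|\le C''b ,
\]
with $C''$ independent of $b$ and $t$. The support of $\Theta'$ lies where $|x|\le2|y|^3\le4e^{-t}$, hence in the $\varepsilon$-neighborhood of the hyperplane $A\{x=0\}$ with $\varepsilon=C e^{-t}/\rho=Ce^{-7t/12}$. Fix $b$ with $C''b\le\min(\frac14,\frac{c_1}2)$. Since $\log\frac1\varepsilon\le t$ and $t(te^{-t}+\rho)\to0$, the hypotheses of Lemma~\ref{lem:scales} hold for large $t$. The ball $B_s(P_0)$ is contained in $\{|X'|<s'\}$ with $s'=|A|s/\rho$ and has comparable volume after scaling, and $\operatorname{tr}\omega\le C\operatorname{tr}G$. The condition $s'\in[C_1\varepsilon,1/C_1]$ holds for $s\in[C_*e^{-t},c\rho]$ with suitable $C_*\ge4$ and $c>0$.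
\end{proof}

From now on $b$ is fixed, and $s_*=C_*e^{-t}$. The helices fill a region whose $x$-width is $e^{-t}$. The next lemma bounds integrals over this region by means over balls of radius $s_*$. For a continuous function $\varpi\ge0$ with compact support in $\{|z|<R_0/2\}$ and a continuous function $F\ge0$ on $\mathcal U$, let $\mathcal A_\varpi(F)$ be the supremum of $\operatorname{avg}_{B_{s_*}(0,y_0,z_0)}F$ over all $y_0$ with $|y_0-r|\le r/10$ and all $z_0$ within distance $s_*$ of $\operatorname{supp}\varpi$. By Proposition~\ref{prop:trace}(ii), $\mathcal A_\varpi(\operatorname{tr}\omega)\le C$ for $t\ge t(\varpi)$, with $C$ independent of $\varpi$.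

\begin{lemma}\label{lem:avg}
There is $C$, independent of $\varpi$, $F$ and $t$, such that for $t\ge t(\varpi)$
\[
\int\varpi(z)\int_{|y-r|<r/20}\int_{|x|<2e^{-t}}F\;dA(x)\,dA(y)\,dA(z)\le Ce^{-2t}r^2\big(1+\|\varpi\|_{L^1}\big)\mathcal A_\varpi(F).
\]
\end{lemma}

\begin{proof}
Let $|x|<2e^{-t}\le s_*/2$ and $|y-r|<r/20$. The set of $(y_0,z_0)$ with $(x,y,z)\in B_{s_*}(0,y_0,z_0)$ contains a ball of radius $s_*/2$ in $\mathbb C^2$, so it has measure at least $cs_*^4$. For such $(y_0,z_0)$ and large $t$ we have $|y_0-r|\le r/20+s_*\le r/10$ and $\varpi(z)\le\hat\varpi(z_0):=\sup_{|z'-z_0|\le s_*}\varpi(z')$. By Fubini's theorem the left side is at most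
\[
Cs_*^{-4}\int\hat\varpi(z_0)\int_{|y_0-r|\le r/10}\int_{B_{s_*}(0,y_0,z_0)}F\le Cs_*^{-4}\,\|\hat\varpi\|_{L^1}\,r^2\,s_*^6\,\mathcal A_\varpi(F).
\]
By uniform continuity $\|\hat\varpi\|_{L^1}\to\|\varpi\|_{L^1}$ as $t\to\infty$.
\end{proof}

\section{Shortcuts along helices}\label{sec:helix}

Let $L,\sigma,\delta>0$ be small numbers, independent of $t$, with $\delta\le L$, $\sigma\le\sigma_0$ and $L+2\delta<R_0/2$, and let $P,Q\in M\setminus S$ be the points with coordinates
\[
P=(0,\sigma,0),\qquad Q=(0,\sigma,L).
\]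
By Lemma~\ref{lem:Z}, $d(P,Q)=d_\Sigma(0,L)$. A curve in $\Sigma$ from $0$ to $L$ has an initial piece in $\{|z|\le L\}$ of Euclidean length at least $L$, and $\lambda\ge1-CL$ there, so
\begin{equation}\label{eq:dPQ}
d(P,Q)\ge L(1-CL).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[very thick] (-0.8,0) -- (8.8,0) node[right] {$S$};
\draw[dotted] (-0.8,0.5) -- (8.8,0.5);
\draw[dotted] (-0.8,1.1) -- (8.8,1.1);
\node[right] at (8.8,0.8) {$|y|\approx e^{-t/3}$};
\node[right] at (8.8,3) {$|y|=\sigma$};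
\draw[dashed] (0,3) -- (8,3);
\draw[thick] (0,3) -- (0,1.05);
\draw[thick] (8,3) -- (8,1.05);
\draw[thick,domain=0:8,samples=400] plot ({\x+0.15*sin(540*\x)},{0.8+0.25*cos(540*\x)});
\fill (0,3) circle (2pt) node[above] {$P$};
\fill (8,3) circle (2pt) node[above] {$Q$};
\end{tikzpicture}
\caption{The shortcut from $P$ to $Q$, schematically. The horizontal direction is $\operatorname{Re}z$, along the singular set $S$; the vertical direction is $|y|$. The dashed segment has length about $L$ in the limit metric. The solid path descends from $|y|=\sigma$ to $|y|\approx e^{-t/3}$ at a cost $O(\sigma)$, follows a helix that rotates in the $x$-variable inside the tube $|x|\lesssim e^{-t}$ (dotted) and has length at most $(1-c)L$, and climbs back.}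
\label{fig:path}
\end{figure}

\begin{proposition}\label{prop:short}
For suitable $L,\sigma,\delta$ we have $\limsup_{t\to\infty}d_t(P,Q)<d(P,Q)$.
\end{proposition}

\begin{proof}
In this proof $C$ is independent of $t,L,\sigma,\delta$ and of the choices $\varpi_0,a$ below, and $o(1)$ is a quantity that tends to $0$ as $t\to\infty$ when these are fixed.

\emph{Random helices.} For $|y-r|<r/20$ we have $0.85\,e^{-t}\le|y|^3\le2e^{-t}$; let $\mathcal R_y=\{\frac12|y|^3<|x|<|y|^3\}$, an annulus of area at least $ce^{-2t}$. For a probability density $\varpi$ that is continuous with compact support in $\{|z|<R_0/2\}$, let $\mathbb E_\varpi$ be the expectation for the following law of $(x,y,z)$: $y$ is uniform in $\{|y-r|<r/20\}$; given $y$, $x$ is uniform in $\mathcal R_y$; and $z$ is independent of $(x,y)$ with density $\varpi$. The density of this law is at most $Ce^{2t}r^{-2}\varpi(z)$, so Lemma~\ref{lem:avg} gives, for large $t$,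
\begin{equation}\label{eq:exp}
\mathbb E_\varpi[F]\le C\mathcal A_\varpi(F).
\end{equation}
Let $\varpi_0$ be a smooth probability density supported in $\{|z|<\delta\}$, let $(x_0,y,z_0)$ have the law belonging to $\varpi_0$, let $a>0$, and consider
\[
\gamma(s)=(x_0e^{\mathrm iae^ts},\,y,\,z_0+s),\qquad0\le s\le L .
\]
For every sample, $d_t(P,Q)\le d_t(P,\gamma(0))+\operatorname{length}_{\omega_t}(\gamma)+d_t(\gamma(L),Q)$; see Figure~\ref{fig:path}. We bound the expectation of each term.

\emph{The length of the helix.} Let $s$ be uniform in $[0,L]$ and independent of $(x_0,y,z_0)$. Given $(s,y,z_0)$, the point $x_0e^{\mathrm iae^ts}$ is uniform in $\mathcal R_y$, by rotation invariance. So $\gamma(s)$ has the law belonging to the smooth density $\varpi_L(z)=\frac1L\int_0^L\varpi_0(z-s)\,ds$, which does not depend on $t$ and is supported in $\{|z|\le L+\delta\}$. Write $\mathbb E=\mathbb E_{\varpi_L}$. Since $\gamma'=(\mathrm iae^tx,0,1)$,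
\[
\mathbb E|\gamma'|^2=\underbrace{\mathbb E[g_{z\bar z}]}_{\rm(I)}+\underbrace{2ae^t\operatorname{Re}\mathbb E[-\mathrm i\,\bar x\,g_{z\bar x}]}_{\rm(II)}+\underbrace{a^2e^{2t}\,\mathbb E[|x|^2g_{x\bar x}]}_{\rm(III)} .
\]

(I) By \eqref{eq:local} and \eqref{eq:Theta}, $g_{z\bar z}=\lambda+W_{z\bar z}$. For fixed $(x,y)$, integration by parts and \eqref{eq:Wv} give $|\int W_{z\bar z}\,\varpi_L\,dA|=|\int W\,\partial_z\partial_{\bar z}\varpi_L\,dA|=o(1)$, uniformly in $(x,y)$. So ${\rm(I)}\le1+CL+o(1)$.

(III) As $|x|^2\le4e^{-2t}$ and $g_{x\bar x}\le\operatorname{tr}\omega$, \eqref{eq:exp} gives ${\rm(III)}\le C_2a^2$ for large $t$, with a constant $C_2\ge1$ independent of $L,\sigma,\delta,a$. This is the first use of the bound at scale $e^{-t}$.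

(II) Since $\omega_{\rm KE}$ is a product, $g_{z\bar x}=e^{-t}\Theta_{z\bar x}+W_{z\bar x}$. On the support of the law, $\frac12<|\xi|<1$ and, for large $t$, $\zeta_2=1$; thus $\bar x\,\Theta_{z\bar x}=-\mathrm ib\,\xi\,\bar x\bar y^{-3}=-\mathrm ib|\xi|^2$. The contribution of $\Theta$ to (II) is therefore $-2ab\,\mathbb E|\xi|^2\le-\frac12ab$, as in Example~\ref{ex:model}. For the contribution of $W$, fix $y$ and a radius $\varrho\le|y|^3$. Integration by parts in $z$ and \eqref{eq:div} with $f=W_{\bar x}$, which is smooth on the whole disc $\{|x|\le\varrho\}$ because $y\ne0$, give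
\[
\int\varpi_L\,\frac1{2\pi}\int_0^{2\pi}\bar x\,W_{z\bar x}\big|_{x=\varrho e^{\mathrm i\vartheta}}\,d\vartheta\,dA(z)=-\frac1\pi\int\partial_z\varpi_L\int_{|x|<\varrho}W_{x\bar x}\,dA(x)\,dA(z).
\]
By \eqref{eq:Theta}, $W_{x\bar x}=g_{x\bar x}-g^{\rm KE}_{x\bar x}$, so $|W_{x\bar x}|\le\operatorname{tr}\omega+C$. The expectation $\mathbb E[\bar xW_{z\bar x}]$ is an average of the left side over $\varrho$ and $y$. Hence Lemma~\ref{lem:avg} with the weight $|\partial_z\varpi_L|$ gives
\[
|\mathbb E[\bar xW_{z\bar x}]|\le\frac C{r^2}\int|\partial_z\varpi_L|\int_{|y-r|<r/20}\int_{|x|<2e^{-t}}(\operatorname{tr}\omega+C)\le Ce^{-2t}\big(1+\|\partial_z\varpi_L\|_{L^1}\big).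
\]
Multiplied by $2ae^t$, this is $o(1)$: the exact part of the metric contributes nothing.

Choose $a=b/(4C_2)$ and put $c_*=b^2/(16C_2)\in(0,1)$. Then $-\frac12ab+C_2a^2=-c_*$, and the Cauchy--Schwarz inequality gives
\[
\mathbb E[\operatorname{length}_{\omega_t}(\gamma)]=L\,\mathbb E|\gamma'|\le L\sqrt{1+CL-c_*+o(1)} .
\]

\emph{The end points.} Let $\varrho_P=d_t(P,\cdot)$ on $\mathcal U$, and let $z_1$ satisfy $|z_1|\le\delta+s_*$. We follow the means of $\varrho_P$ along a chain of balls from the scale $\sigma$ to the scale $s_*$. Let $\mathsf b_j$ be the ball with center $(0,2^jr,z_1)$ and radius $0.1\cdot2^jr$, and choose $J$ with $2^Jr\in(\sigma/2,\sigma]$.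

On $\mathsf b_J$, and on the segments from its points to $P$, we have $\operatorname{Re}y\ge0.45\,\sigma$, $|(x,y)|\le2\sigma$ and $|z|\le\frac34R_0$. These conditions define a compact subset of $\mathcal U$ depending only on $\sigma$, on which $\omega_t\le2\omega_{\rm KE}$ for $t\ge t(\sigma)$ by \eqref{eq:compactconv}. The segments have Euclidean length at most $\sigma+|z_1|$, so $\operatorname{avg}_{\mathsf b_J}\varrho_P\le C(\sigma+|z_1|)$.

For $j<J$, the centers of $\mathsf b_j$ and $\mathsf b_{j+1}$ are at distance $0.5\cdot2^jr$ from the center of the ball $\mathfrak B_j$ for $z_0=z_1$, and their radii are at most $0.2\cdot2^jr$, so both lie in $\mathfrak B_j$. Lemma~\ref{lem:tools}(b) and Proposition~\ref{prop:trace}(i) give $\operatorname{avg}_{\mathsf b_0}\varrho_P\le\operatorname{avg}_{\mathsf b_J}\varrho_P+C\sum_{j<J}2^jr\le C(\sigma+|z_1|)$.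

If $|y_0-r|\le r/10$, then $\mathsf b_0\subset B_{r/4}(0,y_0,z_1)$. Halve the radius of this ball until it lies in $[s_*,2s_*)$, and then pass to the radius $s_*$. By Lemma~\ref{lem:tools}(b) and Proposition~\ref{prop:trace}(ii) the means change by at most $Cr$ in total. Altogether $\mathcal A_{\varpi_0}(\varrho_P)\le C(\sigma+\delta)+o(1)$, and \eqref{eq:exp} gives $\mathbb E[d_t(P,\gamma(0))]\le C(\sigma+\delta)+o(1)$. The point $\gamma(L)$ has the law belonging to $\varpi_0(z-L)$. The same chain of balls with $|z_1-L|\le\delta+s_*$, which satisfies $|z_1|\le R_0/2$ for large $t$, gives $\mathbb E[d_t(\gamma(L),Q)]\le C(\sigma+\delta)+o(1)$.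

\emph{Choice of parameters.} We have shown $\limsup_td_t(P,Q)\le L\sqrt{1+CL-c_*}+C(\sigma+\delta)$. Choose $L$ with $CL\le c_*/16$, here and in \eqref{eq:dPQ}; then $\sqrt{1+CL-c_*}\le1-c_*/4$. Next choose $\sigma,\delta$ with $C(\sigma+\delta)\le c_*L/16$. Then
\[
\limsup_{t\to\infty}d_t(P,Q)\le L\Big(1-\frac{3c_*}{16}\Big)<L\Big(1-\frac{c_*}{16}\Big)\le d(P,Q).\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:GH}

For $n=3$ the inequality is Proposition~\ref{prop:short}. For $n>3$ take $M\times\Sigma'$, with $\Sigma'$ a product of $n-3$ curves of genus at least $2$, and the initial metric $\omega_0+\omega_{\Sigma'}$. Since $\operatorname{Ric}(\omega_t+\omega_{\Sigma'})=\operatorname{Ric}(\omega_t)-\omega_{\Sigma'}$, the family $\omega_t+\omega_{\Sigma'}$ solves \eqref{eq:NCRF}, and it is the flow by uniqueness. For $c\in\Sigma'$ the distances between $(P,c)$ and $(Q,c)$, both for the flow and for the limit, are those between $P$ and $Q$ on the threefold. So the strict inequality persists, and the manifold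 is again of the form $Y\times\Sigma$. It remains to prove the following statement.

\begin{proposition}\label{prop:rigid}
Let $M=Y\times\Sigma$ and $\omega_0$ be as in Section~\ref{sec:product}. If $(M,d_{t_j})\to(Z,d)$ in the Gromov--Hausdorff sense for a sequence $t_j\to\infty$, and $P,Q\in M\setminus S$, then $d_{t_j}(P,Q)\to d(P,Q)$ along a subsequence.
\end{proposition}

The approximating maps converge to a self-map $F$ of $Z$ that does not increase distances, by \eqref{eq:easy}. Local smooth convergence makes $F$ preserve volume, so $F$ is onto, and compactness then makes it an isometry.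

\begin{lemma}\label{lem:isometry}
A surjective $1$-Lipschitz map $F$ from a compact metric space $(Z,d)$ to itself preserves distances.
\end{lemma}

\begin{proof}
Given $p,q$, choose $p_0=p$, $q_0=q$ and $p_k,q_k$ with $F(p_{k+1})=p_k$, $F(q_{k+1})=q_k$. Let $\epsilon>0$. By compactness of $Z\times Z$ there are $k<l$ with $d(p_k,p_l)<\epsilon$ and $d(q_k,q_l)<\epsilon$. Apply $F^{k+1}$ and put $m=l-k-1\ge0$: this gives $d(F(p),p_m)<\epsilon$ and $d(F(q),q_m)<\epsilon$. Since $d(p_m,q_m)\ge d(F^m(p_m),F^m(q_m))=d(p,q)$, we get $d(F(p),F(q))\ge d(p,q)-2\epsilon$.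
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Write $M^\circ=M\setminus S$, an open dense subset of $Z$. Let $G_j\colon M\to Z$ be as in the definition of convergence, and let $\mathsf A\subset M^\circ$ be a countable dense set containing $P$ and $Q$. As $Z$ is compact, a diagonal argument gives a subsequence with $G_j(p)\to F(p)$ for all $p\in\mathsf A$, and then
\begin{equation}\label{eq:Fdist}
d(F(p),F(q))=\lim_jd_{t_j}(p,q)\qquad(p,q\in\mathsf A).
\end{equation}
By \eqref{eq:easy}, $F$ is $1$-Lipschitz on $\mathsf A$, so it extends to a $1$-Lipschitz map $F\colon Z\to Z$.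

\emph{$F$ is locally distance preserving on $M^\circ$.} Let $p_0\in M^\circ$, and let $\rho>0$ be so small that the closed $d$-ball $K$ of radius $4\rho$ around $p_0$ lies in $M^\circ$; it is compact. Let $p\in\mathsf A\cap B(p_0,\rho)$. A curve in $M$ that starts at $p$ and leaves the open set $B(p_0,4\rho)$ has an initial piece in $K$ that ends at $d$-distance $4\rho$ from $p_0$; by \eqref{eq:compactconv} its $\omega_t$-length is at least $(1-\epsilon_K(t))\,3\rho$. A curve from $p$ to $q$ inside $B(p_0,4\rho)$ has $\omega_t$-length at least $(1-\epsilon_K(t))\,d(p,q)$. If $q\in\mathsf A\cap B(p_0,\rho)$, then $d(p,q)<2\rho$, so $\lim d_{t_j}(p,q)\ge d(p,q)$. By \eqref{eq:Fdist} and density, $F$ preserves distances on $B(p_0,\rho)$.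

\emph{$F$ is injective on $M^\circ$.} If $q_0\in M^\circ$, $q_0\ne p_0$, choose $\rho$ as above with $4\rho<d(p_0,q_0)$. For $p\in\mathsf A$ near $p_0$ and $q\in\mathsf A$ near $q_0$, every curve from $p$ to $q$ leaves $B(p_0,4\rho)$, so $d(F(p),F(q))\ge3\rho$, and in the limit $d(F(p_0),F(q_0))\ge3\rho$.

\emph{$F$ is surjective.} Let $\mathcal H$ be the $2n$-dimensional Hausdorff measure of $(Z,d)$. On $M^\circ$ it is a constant multiple of $\omega_{\rm KE}^n=e^{\varphi_{\rm KE}}\Omega$, so $\mathcal H(M^\circ)<\infty$ and nonempty open subsets of $M^\circ$ have positive measure. By Lemma~\ref{lem:Z}, $Z\setminus M^\circ$ is a finite union of copies of the manifold $\Sigma$ of real dimension $2n-4$, so $\mathcal H(Z)=\mathcal H(M^\circ)$. Cover $M^\circ$ by compact sets $K_1,K_2,\dots$, on each of which $F$ preserves distances, and let $D_i=K_i\setminus(K_1\cup\dots\cup K_{i-1})$. By injectivity the sets $F(D_i)=F(K_i)\setminus(F(K_1)\cup\dots\cup F(K_{i-1}))$ are disjoint Borel sets, and $\mathcal H(F(D_i))=\mathcal H(D_i)$. Hence $\mathcal H(F(M^\circ))=\mathcal H(Z)<\infty$,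 and $Z\setminus F(Z)$ has measure zero. This set is open, because $F(Z)$ is compact; if it were nonempty, it would meet $M^\circ$ in a nonempty open set. So $F(Z)=Z$.

By Lemma~\ref{lem:isometry} and \eqref{eq:Fdist}, $\lim_jd_{t_j}(P,Q)=d(F(P),F(Q))=d(P,Q)$.
\end{proof}

In the examples above $\limsup_td_t(P,Q)<d(P,Q)$, so no sequence $(M,d_{t_j})$ converges to $(Z,d)$. This completes the proof of Theorem~\ref{thm:counter}.

\section{The diameter bound and the case of surfaces}\label{sec:diam}

Let $M=Y\times\Sigma$ and let $\omega_0$ be arbitrary, with the notation of Section~\ref{sec:product}. The plan is to run the chain of balls of Lemma~\ref{lem:tools} at every point of $M$, including points of $S$, in the smooth coordinates of $M$. A H\"older bound for the potential, valid up to an error $(1+t)e^{-t}$, makes the chain summable down to any scale $e^{-\mathsf Bt}$. To end the chain we need a pointwise bound for the metric, and a crude one suffices: if $\omega_t\le e^{\mathsf Bt}\omega_0$, then a segment of length $e^{-\mathsf Bt}$ has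 $\omega_t$-length at most $Ce^{-\mathsf Bt/2}$.

Since $S$ has normal crossings, there are finitely many charts $X\colon U_\nu\to B_4\subset\mathbb C^n$, each extending to a neighborhood of $\bar U_\nu$, in which $S\subset\{X^1X^2=0\}$, and such that the preimages of $B_1$ cover $M$. The Euclidean metrics of these charts are uniformly comparable to $\omega_0$. Below, $B_s(p)$ is a ball in one of these charts with center $p\in B_2$ and radius $s\le1$.

\subsection{The potential up to the singular set}

\begin{lemma}\label{lem:holder}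
The function $\varphi_{\rm KE}$ is H\"older continuous on $M$ with some exponent $\alpha\in(0,1]$, and $|\varphi-\varphi_{\rm KE}|\le C(1+t)e^{-t}$ on $M$ for all $t\ge0$.
\end{lemma}

\begin{proof}
The function $\varphi_{\rm KE}$ lives on $Y$ and is smooth off $E$. Near a component of $E$ it is induced by a smooth $\Gamma$-invariant function on an orbifold chart $\mathbf B$, so after shrinking $\mathbf B$ we have $|\varphi_{\rm KE}(p)-\varphi_{\rm KE}(q)|\le C\min_{\gamma\in\Gamma}|p-\gamma q|$ for $p,q\in\mathbf B$. We compare this minimum with the distance $\hat d$ of a smooth metric on $Y$. Let $N=|\Gamma|$ and let $\ell_0,\dots,\ell_N$ be pairwise independent linear forms on $\mathbb C^2$. Any two form a basis of the dual space, so there is $c>0$ such that each vector $\xi$ satisfies $|\ell_\nu(\xi)|<c|\xi|$ for at most one $\nu$. Given $p,q$, the $N$ vectors $p-\gamma q$ exclude at most $N$ indices; let $\ell=\ell_\nu$ be a remaining form. The coefficients $e_j(q)$ of the polynomial $\Pi_q(\zeta)=\prod_\gamma(\zeta-\ell(\gamma q))$ are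 invariant holomorphic functions, hence smooth functions near the component of $E$ in $Y$ and Lipschitz for $\hat d$. As $\Pi_p(\ell(p))=0$,
\[
c^N\min_\gamma|p-\gamma q|^N\le|\Pi_q(\ell(p))-\Pi_p(\ell(p))|\le C\max_j|e_j(p)-e_j(q)|\le C\hat d(\hat p,\hat q)
\]
for all points $\hat p,\hat q\in Y$ over $p,q$. So $\alpha=1/\max|\Gamma|$ works, and $\alpha=1$ if $E=\emptyset$.

For $t\le1$ the second claim holds because $\varphi$ is smooth and $\varphi_{\rm KE}$ is bounded. For $t\ge1$ the lower bound for $\varphi-\varphi_{\rm KE}$ follows from Proposition~\ref{prop:potential} by continuity. The upper bound there degenerates at $S$, but only logarithmically, and averaging removes this. In a chart, $\mathrm i\partial\bar\partial\varphi>-\theta_t$, so $\varphi+C|X-p|^2$ is plurisubharmonic and $\varphi(p)\le\operatorname{avg}_{B_s(p)}\varphi+Cs^2$. We have $|\psi|\le C(1+|\log|X^1||+|\log|X^2||)$. The integral of the radially decreasing function $\log^+(1/|\zeta|)$ over a disc of radius $s\le1$ in $\mathbb C$ is largest for the disc centered at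 $0$, where the mean is $\frac12+\log\frac1s$; hence $\operatorname{avg}_{B_s(p)}|\psi|\le C(1+\log\frac1s)$. With Proposition~\ref{prop:potential},
\[
\varphi(p)\le\varphi_{\rm KE}(p)+Cs^\alpha+C\big(1+t+\log\tfrac1s\big)e^{-t}+Cs^2 ,
\]
and $s=e^{-t/\alpha}$ gives the claim.
\end{proof}

\subsection{An exponential bound for the metric}

\begin{lemma}\label{lem:C2}
There is $\mathsf B\ge1$ with $\operatorname{tr}_{\omega_0}\omega_t\le e^{\mathsf Bt}$ on $M$ for $t\ge1$.
\end{lemma}

\begin{proof}
We use the unnormalized metric $g=e^tg_t$ with time $\tau=e^t-1$, and write $\hat g=g_0$, $\Lambda=\operatorname{tr}_{\hat g}g$, $\Lambda^*=\operatorname{tr}_g\hat g$ and $\Delta_g=g^{i\bar j}\partial_i\partial_{\bar j}$, where $g^{i\bar j}g_{k\bar j}=\delta^i_k$. Note $\Lambda\Lambda^*\ge1$. The evolution of $\log\Lambda$ produces a bad term $C\Lambda^*$ and, because of the torsion of $\hat g$, a gradient term. We first construct a function of linear growth in $t$ that absorbs both.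

\emph{The auxiliary function.} Let $\omega'$ be the normalized flow starting at $\frac12\omega_0$, with potential $\varphi'$ defined by the same $\chi$ and $\Omega$. By \eqref{eq:potential}, $\mathrm i\partial\bar\partial(\varphi-\varphi')=\omega-\omega'-\frac12e^{-t}\omega_0$. The inequality of means gives $\operatorname{tr}_\omega\omega'\ge n(\omega'^n/\omega^n)^{1/n}\ge n+(\dot\varphi'+\varphi')-(\dot\varphi+\varphi)$. Therefore
\[
(\partial_t-\Delta_\omega)(\varphi-\varphi')=\dot\varphi-\dot\varphi'-n+\operatorname{tr}_\omega\omega'+\tfrac12e^{-t}\operatorname{tr}_\omega\omega_0\ge-(\varphi-\varphi')+\tfrac12e^{-t}\operatorname{tr}_\omega\omega_0 .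
\]
By Lemma~\ref{lem:holder} for both flows, $e^t|\varphi-\varphi'|\le C_3(1+t)$. Put $\mathsf W=e^t(\varphi-\varphi')+(C_3+1)(1+t)$. Then $1\le\mathsf W\le C(1+t)$ and $(\partial_t-\Delta_\omega)\mathsf W\ge\frac12\operatorname{tr}_\omega\omega_0$. Multiplying by $e^{-t}$ converts this into the first of the inequalities
\begin{equation}\label{eq:Wineq}
(\partial_\tau-\Delta_g)\mathsf W\ge\tfrac12\Lambda^*,\qquad(\partial_\tau-\Delta_g)\mathsf W^{-1}\le-2\mathsf W^{-3}|\partial\mathsf W|_g^2 ,
\end{equation}
and the second follows from $(\partial_\tau-\Delta_g)\mathsf W^{-1}=-\mathsf W^{-2}(\partial_\tau-\Delta_g)\mathsf W-2\mathsf W^{-3}|\partial\mathsf W|_g^2$.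

\emph{Evolution of $\Lambda$.} Let $\nabla$ be the Chern connection of $\hat g$, with symbols $\Gamma^p_{ki}=\hat g^{p\bar q}\partial_k\hat g_{i\bar q}$ and torsion $T^p_{ki}=\Gamma^p_{ki}-\Gamma^p_{ik}$. It satisfies $\nabla\hat g=0$, it has no symbols of mixed type, and the commutator $[\nabla_k,\nabla_{\bar j}]$ acts on tensors by the curvature of $\hat g$ alone. Put
\[
\Xi_{ki\bar j}=\nabla_kg_{i\bar j}=\partial_kg_{i\bar j}-\Gamma^p_{ki}g_{p\bar j},\qquad T^g_{ki\bar j}=T^p_{ki}g_{p\bar j},\qquad T^0_{ki\bar j}=T^p_{ki}\hat g_{p\bar j},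
\]
so that $\nabla_{\bar l}g_{i\bar j}=\overline{\Xi_{lj\bar i}}$. Along \eqref{eq:CRF} we have $\partial\omega=\partial\omega_0$, that is, $\partial_kg_{i\bar j}-\partial_ig_{k\bar j}=T^0_{ki\bar j}$, or
\begin{equation}\label{eq:sym}
\Xi_{ki\bar j}=\Xi_{ik\bar j}+T^0_{ki\bar j}-T^g_{ki\bar j}.
\end{equation}
For tensors of this type use the inner product $\langle A,B\rangle=\hat g^{k\bar l}g^{i\bar j}g^{q\bar p}A_{ki\bar p}\overline{B_{lj\bar q}}$. From $\partial_{\bar l}\log(\det g/\det\hat g)=g^{i\bar j}\nabla_{\bar l}g_{i\bar j}$ and $\nabla_kg^{i\bar j}=-g^{i\bar q}g^{p\bar j}\Xi_{kp\bar q}$ we obtain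
\[
\partial_\tau\Lambda=\hat g^{k\bar l}\partial_k\partial_{\bar l}\log\det g=\hat g^{k\bar l}g^{i\bar j}\nabla_k\nabla_{\bar l}g_{i\bar j}-|\Xi|^2-\operatorname{tr}_{\hat g}\operatorname{Ric}(\hat g),\qquad\Delta_g\Lambda=\hat g^{k\bar l}g^{i\bar j}\nabla_i\nabla_{\bar j}g_{k\bar l}.
\]
Call a tensor with components $a_{k\bar li\bar j}$ \emph{negligible} if $|a|_{\hat g}\le C(1+\Lambda)$; then $|\hat g^{k\bar l}g^{i\bar j}a_{k\bar li\bar j}|\le C\Lambda^*(1+\Lambda)$. Tensors that depend only on $\hat g$, and their contractions with one factor $g$, are negligible. Write $\equiv$ for equality up to negligible terms. The conjugate of \eqref{eq:sym} reads $\nabla_{\bar l}g_{i\bar j}=\nabla_{\bar j}g_{i\bar l}+\overline{T^0_{lj\bar i}}-\overline{T^p_{lj}}\,g_{i\bar p}$. Differentiating it, commuting, applying \eqref{eq:sym}, and commuting again, we find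
\begin{align*}
\nabla_k\nabla_{\bar l}g_{i\bar j}&\equiv\nabla_k\nabla_{\bar j}g_{i\bar l}-\overline{T^p_{lj}}\,\Xi_{ki\bar p}\equiv\nabla_{\bar j}\nabla_kg_{i\bar l}-\overline{T^p_{lj}}\,\Xi_{ki\bar p}\\
&\equiv\nabla_{\bar j}\nabla_ig_{k\bar l}-T^p_{ki}\nabla_{\bar j}g_{p\bar l}-\overline{T^p_{lj}}\,\Xi_{ki\bar p}\equiv\nabla_i\nabla_{\bar j}g_{k\bar l}-T^p_{ki}\,\overline{\Xi_{lj\bar p}}-\overline{T^p_{lj}}\,\Xi_{ki\bar p}.
\end{align*}
In the last step we used $\nabla_{\bar j}g_{p\bar l}=\overline{\Xi_{jl\bar p}}=\overline{\Xi_{lj\bar p}}-\overline{T^0_{lj\bar p}}+\overline{T^g_{lj\bar p}}$, whose last two terms become negligible after multiplication by $T^p_{ki}$. Now $\hat g^{k\bar l}g^{i\bar j}T^p_{ki}\overline{\Xi_{lj\bar p}}=\langle T^g,\Xi\rangle$, and the other torsion term contracts to the conjugate. With $\Xi'=\Xi+T^g$, the bound $|T^g|^2=\hat g^{k\bar l}g^{i\bar j}g_{p\bar q}T^p_{ki}\overline{T^q_{lj}}\le C\Lambda^*\Lambda$, and $|\operatorname{tr}_{\hat g}\operatorname{Ric}(\hat g)|\le C\le C\Lambda^*\Lambda$, we get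
\[
(\partial_\tau-\Delta_g)\Lambda\le-|\Xi|^2-2\operatorname{Re}\langle T^g,\Xi\rangle+C\Lambda^*(1+\Lambda)\le-|\Xi'|^2+C\Lambda^*(1+\Lambda).
\]
By \eqref{eq:sym}, $\partial_i\Lambda=\hat g^{k\bar l}\Xi_{ik\bar l}=\hat g^{k\bar l}\Xi'_{ki\bar l}+e_i$ with $e_i=-\hat g^{k\bar l}T^0_{ki\bar l}$ and $|e|_g^2\le C\Lambda^*$. In a $\hat g$-orthonormal frame in which $g$ is diagonal with eigenvalues $\lambda_1,\dots,\lambda_n$, the Cauchy--Schwarz inequality gives
\[
|\partial\Lambda-e|_g^2=\sum_i\lambda_i^{-1}\Big|\sum_k\Xi'_{ki\bar k}\Big|^2\le\Big(\sum_k\lambda_k\Big)\sum_{i,k}\lambda_i^{-1}\lambda_k^{-1}|\Xi'_{ki\bar k}|^2\le\Lambda\,|\Xi'|^2 ,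
\]
so $|\Xi'|^2\ge\Lambda^{-1}(|\partial\Lambda|_g^2-2|\partial\Lambda|_g|e|_g)$. Since $(\partial_\tau-\Delta_g)\log\Lambda=\Lambda^{-1}(\partial_\tau-\Delta_g)\Lambda+\Lambda^{-2}|\partial\Lambda|_g^2$, the squares cancel, and for some $C_4$
\begin{equation}\label{eq:logtr}
(\partial_\tau-\Delta_g)\log\Lambda\le C_4\Lambda^*+2C_4|\partial\log\Lambda|_g\,(\Lambda^*)^{1/2}\Lambda^{-1}\qquad\text{where }\Lambda\ge1 .
\end{equation}

\emph{Maximum principle.} Let $A=2C_4+2$ and $\Psi=\log\Lambda-A\mathsf W+\mathsf W^{-1}$; the term $-A\mathsf W$ absorbs $C_4\Lambda^*$, and $\mathsf W^{-1}$ absorbs the gradient term. Fix $t'>0$ and consider a maximum point of $\Psi$ on $M\times\{t\le t'\}$. Suppose that it occurs at a positive time and that $\Lambda\ge1$ there. Then $\partial\log\Lambda=(A+\mathsf W^{-2})\partial\mathsf W$, so the last term in \eqref{eq:logtr} is at most $\mathsf W^{-3}|\partial\mathsf W|_g^2+C_4^2(A+1)^2\mathsf W^3\Lambda^*\Lambda^{-2}$. With \eqref{eq:Wineq},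
\[
0\le(\partial_\tau-\Delta_g)\Psi\le\Lambda^*\big(C_4-\tfrac A2+C\mathsf W^3\Lambda^{-2}\big)=\Lambda^*\big(-1+C\mathsf W^3\Lambda^{-2}\big),
\]
hence $\Lambda^2\le C(1+t')^3$ at this point. In the other cases $\Lambda\le n$ at the maximum point. In all cases $\max\Psi\le\log\Lambda+1\le C+C\log(1+t')$, and at time $t'$ we obtain $\log\Lambda\le\Psi+A\mathsf W\le C(1+t')$. Finally $\operatorname{tr}_{\omega_0}\omega_t=e^{-t}\Lambda$.
\end{proof}

\subsection{Equicontinuity of the distances}

\begin{proposition}\label{prop:equi}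
Let $\alpha'=\min(\alpha,\frac1{2\mathsf B})$. There are $c,C>0$ such that for $t\ge1$, $s\in[e^{-\mathsf Bt},1]$ and $p,p'\in M$ with $d_{\omega_0}(p,p')\le cs$,
\[
d_t(p,p')\le Cs^{\alpha'/2}+Ce^{-\mathsf Bt/2}.
\]
In particular $\operatorname{diam}(M,\omega_t)\le C$ for $t\ge1$.
\end{proposition}

\begin{proof}
Let $p\in B_2$ in a chart and $s\in[e^{-\mathsf Bt},1]$. By Lemma~\ref{lem:holder}, $|\varphi-\varphi(p)|\le Cs^\alpha+C(1+t)e^{-t}$ on $B_{3s/2}(p)$, and $(1+t)e^{-t}\le Ce^{-t/2}\le Cs^{1/(2\mathsf B)}$. Lemma~\ref{lem:tools}(a) with $\theta=\theta_t$ and $W=\varphi-\varphi(p)$ gives $\operatorname{avg}_{B_s(p)}\operatorname{tr}\omega\le Cs^{\alpha'-2}$. For $\varrho=d_t(p,\cdot)$, Lemma~\ref{lem:tools}(b) then gives $|\operatorname{avg}_{B_s(p)}\varrho-\operatorname{avg}_{B_{s/2}(p)}\varrho|\le Cs^{\alpha'/2}$. Halve the radius until it is less than $2e^{-\mathsf Bt}$; on the last ball $\varrho\le Ce^{\mathsf Bt/2}e^{-\mathsf Bt}$, by Lemma~\ref{lem:C2} along radial segments. Summing the geometric series,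
\[
\operatorname{avg}_{B_s(p)}d_t(p,\cdot)\le Cs^{\alpha'/2}+Ce^{-\mathsf Bt/2}.
\]
Now let $p\in B_1$ in a chart and $d_{\omega_0}(p,p')\le cs$ with $c$ small. Then $p'$ lies in the chart with $|p-p'|\le s/2$, so $p'\in B_2$ and $B_{s/2}(p)\subset B_s(p)\cap B_s(p')$. Averaging the triangle inequality over $B_{s/2}(p)$,
\[
d_t(p,p')\le2^{2n}\big(\operatorname{avg}_{B_s(p)}d_t(p,\cdot)+\operatorname{avg}_{B_s(p')}d_t(p',\cdot)\big).
\]
For the diameter take $s=1$ and divide a minimizing $\omega_0$-geodesic into at most $1+\operatorname{diam}(M,\omega_0)/c$ pieces of length at most $c$.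
\end{proof}

\subsection{Surfaces}

\begin{proposition}\label{prop:surface}
If $\Sigma$ is a point, then $(M,d_t)\to(Z,d)$ in the Gromov--Hausdorff sense.
\end{proposition}

\begin{proof}
Here $Z=Y_{\rm can}$, and $Z\setminus M^\circ$, with $M^\circ=M\setminus S$, consists of finitely many points $o_1,\dots,o_N$.

\emph{Pointwise convergence on $M^\circ$.} By \eqref{eq:easy} it suffices to show $\liminf_td_t(p,q)\ge d(p,q)$ for $p,q\in M^\circ$. For small $\sigma>0$ the closed sets $\bar U_\nu=\pi^{-1}\{d(o_\nu,\cdot)\le\sigma\}\subset M$ are disjoint and do not contain $p,q$. Let $U_\nu=\pi^{-1}\{d(o_\nu,\cdot)<\sigma\}$; then $K_\sigma=M\setminus\bigcup U_\nu$ is a compact subset of $M^\circ$. Let $\gamma$ be a curve in $M$ from $p$ to $q$ of $\omega_t$-length at most $d_t(p,q)+1/t$. Let $s_1$ be the first time at which $\gamma$ lies in $\bigcup\bar U_\nu$, say in $\bar U_{\nu_1}$, and $s_1'$ the last time at which it lies in $\bar U_{\nu_1}$. Let $s_2>s'_1$ be the first later time in $\bigcup\bar U_\nu$, say in $\bar U_{\nu_2}$ with $\nu_2\ne\nu_1$,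 let $s_2'$ be the last time in $\bar U_{\nu_2}$, and so on. This ends after at most $N$ steps. The pieces of $\gamma$ outside the intervals $(s_i,s'_i)$ lie in $K_\sigma$, end points included, because the $U_\nu$ are open; and $d(\gamma(s_i),\gamma(s_i'))\le2\sigma$. By \eqref{eq:compactconv},
\[
d(p,q)\le(1-\epsilon_{K_\sigma}(t))^{-1/2}\big(d_t(p,q)+\tfrac1t\big)+2N\sigma .
\]
Let $t\to\infty$ and then $\sigma\to0$. This is the step that uses $\dim\Sigma=0$: two points near the same component of $Z\setminus M^\circ$ are close to each other.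

\emph{Uniform convergence on compact sets.} Let $K\subset M^\circ$ be compact and let $\eta>0$ be so small that the closed $2\eta$-neighborhood $K'$ of $K$ in $Z$ lies in $M^\circ$. Choose a finite set $K_0\subset K$ such that each $p\in K$ has $d(p,p_0)<\eta$ for some $p_0\in K_0$. Then $p$ and $p_0$ are joined by a curve of $\omega_{\rm KE}$-length less than $\eta$, which lies in $K'$, so $d_t(p,p_0)\le2\eta$ for $t\ge t(K')$. Hence $\sup_{K\times K}|d_t-d|\le6\eta+\max_{K_0\times K_0}|d_t-d|$, and $d_t\to d$ uniformly on $K\times K$.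

\emph{Approximating maps.} Let $\epsilon>0$ and choose $s\le1$ with $Cs^{\alpha'/2}\le\epsilon/2$ in Proposition~\ref{prop:equi}. The compact sets $\{d_{\omega_0}(\cdot,S)\ge1/j\}$ increase to $M^\circ$, which is dense in the compact spaces $(M,d_{\omega_0})$ and $(Z,d)$. So one of them, $K$, is $cs$-dense in the first and $\epsilon$-dense in the second. For large $t$ every $p\in M$ has a point $G_t(p)\in K$ with $d_t(p,G_t(p))\le\epsilon$, and we take $G_t(p)=p$ for $p\in K$. The image of $G_t$ is $\epsilon$-dense in $Z$, and $|d(G_tp,G_tq)-d_t(p,q)|\le2\epsilon+\sup_{K\times K}|d_t-d|\le3\epsilon$ for large $t$.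
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
The first two statements are Propositions~\ref{prop:equi} and~\ref{prop:surface}, transferred to $\omega(\tau)/\tau$ as in Section~\ref{sub:conv}. Let $M$ be as in the conjecture. If $n=1$, then $M$ has genus at least $2$, $K_M$ is ample, and the convergence is smooth by (F4). If $n=2$, then $\operatorname{Kod}(M)=2$ implies that $M$ has two algebraically independent meromorphic functions, that is, $M$ is Moishezon, and a smooth Moishezon surface is projective. Integrating $R_{h_\varepsilon}\ge-\varepsilon\omega_{\rm ref}$ over a curve $C$ and letting $\varepsilon\to0$ gives $K_M\cdot C\ge0$, so $M$ contains no $(-1)$-curve. Thus $M$ is a minimal surface of general type, and the case where $\Sigma$ is a point applies.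
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kob}
R. Kobayashi, Math. Ann. 272 (1985).

\bibitem{TW}
Valentino Tosatti, Ben Weinkove, \emph{The Chern-Ricci flow}, arXiv:2107.12928 (2021).

\end{thebibliography}
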